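\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem*{definition}{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}
\allowdisplaybreaks

\title{The $q$-tetrahedron algebra and the standard module of a $Q$-polynomial distance-regular graph}


\begin{abstract}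
Let $\Gamma$ be a $Q$-polynomial distance-regular graph of diameter at least $3$ whose $Q$-polynomial structure is of type I, with parameter $b$ not a root of unity and with $s,s^*\neq0$. For $b=q^2$ we construct an action of the $q$-tetrahedron algebra $\boxtimes_q$ on the standard module of $\Gamma$ such that the adjacency matrix acts as a $Z(T)$-linear combination of $1,x_{01},x_{12}$ and the dual adjacency matrix as a $Z(T)$-linear combination of $1,x_{23},x_{30}$, where $Z(T)$ is the center of the Terwilliger algebra $T$. This was conjectured by Ito and Terwilliger. The action is by elements of $T$, and $T$ is generated by $Z(T)$ and the image of $\boxtimes_q$. The result follows from a theorem on tridiagonal pairs over $\mathbb C$: if $q$ is not a root of unity, every tridiagonal pair with eigenvalues $aq^{2i-d}+a^{-1}q^{d-2i}$ and $a^*q^{2i-d}+a^{*-1}q^{d-2i}$ extends to a $\boxtimes_q$-module. We prove it by building enough explicit models, as tensor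 products of evaluation modules attached to a one-dimensional boundary, and by proving that they are irreducible.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The graph and its Terwilliger algebra}
Let $\Gamma$ be a distance-regular graph with vertex set $X$, path-length distance $\partial$ and diameter $D\ge3$; thus the number of vertices at distance $i$ from $y$ and $j$ from $z$ depends only on $i$, $j$ and $\partial(y,z)$. Let $A_i$ be the $i$-th distance matrix, with $(y,z)$-entry $1$ if $\partial(y,z)=i$ and $0$ otherwise, and let $A=A_1$ be the adjacency matrix. The matrices $A_0,\dots,A_D$ span a commutative algebra, the Bose--Mesner algebra, which also has a basis of primitive idempotents $E_0,\dots,E_D$, where $E_0$ is $|X|^{-1}$ times the all-ones matrix. We assume that $\Gamma$ is \emph{$Q$-polynomial} with respect to this ordering: for the entrywise product $\circ$, each $E_1\circ E_j$ is a linear combination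 of $E_{j-1},E_j,E_{j+1}$ in which $E_{j-1}$ and $E_{j+1}$ occur with nonzero coefficients ($E_{-1}=E_{D+1}=0$). The eigenvalues $\theta_i$ and the dual eigenvalues $\theta_i^*$ are defined by
\[
A=\sum_{i=0}^D\theta_iE_i,\qquad E_1=|X|^{-1}\sum_{i=0}^D\theta_i^*A_i .
\]

Fix a vertex $x\in X$. For $0\le i\le D$ let $E_i^*$ be the diagonal matrix with $(y,y)$-entry $1$ if $\partial(x,y)=i$ and $0$ otherwise. The \emph{dual adjacency matrix} $A^*$ is the diagonal matrix with $(y,y)$-entry $|X|(E_1)_{xy}$; in other words $A^*=\sum_i\theta^*_iE^*_i$. The \emph{Terwilliger algebra} $T=T(x)$ is the subalgebra of $\mathrm{Mat}_X(\mathbb C)$ generated by $A,E_0^*,\dots,E_D^*$. It acts on the standard module $\mathbb C^X$. Its center is denoted by $Z(T)$.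

The two matrices play symmetric roles. Since $A$ is an adjacency matrix, it moves the spaces $E_i^*\mathbb C^X$ by at most one step in the index; the $Q$-polynomial property says the same about $A^*$ and the spaces $E_i\mathbb C^X$.

It is known \cite{BI} that the expressions
\[
\frac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i},\qquad \frac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}
\]
are equal and independent of $i$ for $2\le i\le D-1$. Write the common value as $b+b^{-1}+1$, and assume that $b$ is not a root of unity. In the notation of Bannai and Ito, the structure is of \emph{type I} if there are scalars $h,h^*,s,s^*$ with $h,h^*\ne0$ and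
\begin{equation}\label{eq:typeI}
\theta_i=\theta_0+h(1-b^i)(1-sb^{i+1})b^{-i},\qquad \theta^*_i=\theta^*_0+h^*(1-b^i)(1-s^*b^{i+1})b^{-i}\qquad(0\le i\le D).
\end{equation}

\subsection{The $q$-tetrahedron algebra and the conjecture}
Let $q\in\mathbb C^*$ be not a root of unity, and put
\[
\sigma=q-q^{-1},\qquad [n]=\frac{q^n-q^{-n}}{q-q^{-1}},\qquad [3]_q=[3]=q^2+1+q^{-2}.
\]
The algebra $\boxtimes_q$ is the associative unital $\mathbb C$-algebra with generators $x_{ij}$, $i,j\in\mathbb Z_4$, $j-i\in\{1,2\}$, and relations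
\begin{itemize}
\item[(i)] $x_{ij}x_{ji}=1$ whenever $j-i=2$;
\item[(ii)] $q\,x_{hi}x_{ij}-q^{-1}x_{ij}x_{hi}=\sigma$ whenever $(i-h,j-i)\in\{(1,1),(1,2),(2,1)\}$;
\item[(iii)] $x_{hi}^3x_{jk}-[3]_qx_{hi}^2x_{jk}x_{hi}+[3]_qx_{hi}x_{jk}x_{hi}^2-x_{jk}x_{hi}^3=0$ whenever $i-h=j-i=k-j=1$.
\end{itemize}
One may think of the generators as the four oriented sides $x_{01},x_{12},x_{23},x_{30}$ of a square and its two diagonals $x_{02}=x_{20}^{-1}$, $x_{13}=x_{31}^{-1}$. Relation (ii) holds for two consecutive arrows that are two sides, or a side and a diagonal; relation (iii) relates opposite sides. A $\boxtimes_q$-action on a space is an algebra homomorphism from $\boxtimes_q$ to its endomorphism algebra that sends $1$ to the identity.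

\begin{conjecture}[{\cite{IT}}]
Assume that $\Gamma$ is $Q$-polynomial as above, with $b$ not a root of unity, and that the given structure is of type I with $s\ne0$ and $s^*\ne0$. Then for $b=q^2$ there exists a $\boxtimes_q$-action on the standard module of $\Gamma$ for which the adjacency matrix acts as a $Z(T)$-linear combination of $1,x_{01},x_{12}$ and the dual adjacency matrix acts as a $Z(T)$-linear combination of $1,x_{23},x_{30}$.
\end{conjecture}

\subsection{Why one expects this}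
Multiplying out \eqref{eq:typeI} gives
\begin{equation}\label{eq:twoprog}
\theta_i=(\theta_0-h-hsb)+h\,b^{-i}+hsb\,b^{\,i}.
\end{equation}
Up to a constant, the spectrum of $A$ is a sum of two geometric progressions with ratios $b^{-1}$ and $b$. It is natural to ask whether $A$ itself is, up to a constant, a sum of two operators with geometric spectra. Relation (ii) gives such a sum the right spectrum:

\begin{lemma}\label{lem:fact}
Let $x,y$ be operators on a vector space with $qxy-q^{-1}yx=\sigma$.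
\begin{itemize}
\item[(i)] If $xv=\vartheta v$ with $\vartheta\neq0$, then $(y-\vartheta^{-1})v\in\ker(x-q^{-2}\vartheta)$.
\item[(ii)] If $yv=\varphi v$ with $\varphi\neq0$, then $(x-\varphi^{-1})v\in\ker(y-q^{2}\varphi)$.
\end{itemize}
\end{lemma}
\begin{proof}
(i) The relation applied to $v$ gives $q(x-q^{-2}\vartheta)yv=\sigma v$, and $\vartheta^{-1}(x-q^{-2}\vartheta)v=(1-q^{-2})v=q^{-1}\sigma v$. (ii) It gives $(y-q^2\varphi)xv=-q\sigma v$, and $\varphi^{-1}(y-q^2\varphi)v=(1-q^2)v=-q\sigma v$.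
\end{proof}

Thus, if $x$ is diagonalizable with eigenvalues $q^{2i-d}$, then $ax+a^{-1}y$ acts on the eigenspace of $x$ for $q^{2i-d}$ as the scalar $aq^{2i-d}+a^{-1}q^{d-2i}$ plus a map into the eigenspace for $q^{2(i-1)-d}$: it is triangular, with two geometric progressions added on the diagonal. Take $(x,y)=(x_{01},x_{12})$ for $A$ and $(x_{23},x_{30})$ for $A^*$; the remaining generators and relations describe how the two decompositions fit together. So one expects the answer to be yes, provided that each irreducible $T$-module can be matched by a $\boxtimes_q$-module. The condition $s\neq0$ says that both progressions are present. If $s=0$, then comparing coefficients of the functions $1,q^{2i},q^{-2i}$ of $i$, which are linearly independent on three consecutive integers, shows that $\theta_i$ cannot be written as a constant plus $y(aq^{2i-D}+a^{-1}q^{D-2i})$ with $y,a\ne0$.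

\subsection{Results}
All spaces below are finite-dimensional over $\mathbb C$.

\begin{definition}
A \emph{tridiagonal pair} (TD pair) on $W\ne0$ is a pair $A,A^*\in\mathrm{End}(W)$ of diagonalizable operators whose distinct eigenvalues can be ordered $\theta_0,\dots,\theta_d$, respectively $\theta_0^*,\dots,\theta_\delta^*$, so that the projections $E_i$, $E_i^*$ onto the eigenspaces satisfy $E_iA^*E_j=0$ and $E_i^*AE_j^*=0$ if $|i-j|>1$, and such that no subspace except $0$ and $W$ is invariant under both $A$ and $A^*$. Such orderings are called \emph{standard}; the reverse of a standard ordering is standard. With standard orderings fixed we speak of a \emph{TD system}.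
\end{definition}

We use three published results on TD pairs over $\mathbb C$:
\begin{itemize}
\item[(F1)] \cite[Lemma 4.5]{ITT}: $d=\delta$.
\item[(F2)] \cite{NT}: every TD pair over an algebraically closed field is sharp. With the standard equality $\dim E_0W=\dim E_0^*W$ this means $\dim E_0W=\dim E_0^*W=1$.
\item[(F3)] \cite[Theorem 3.1, uniqueness part]{INT}: two sharp TD systems with the same parameter array $(\{\theta_i\},\{\theta_i^*\},\{\zeta_i\})$ are isomorphic. Here $\zeta_i$ is the eigenvalue of $(A^*-\theta_1^*)\cdots(A^*-\theta_i^*)(A-\theta_{i-1})\cdots(A-\theta_0)$ on $E_0^*W$.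
\end{itemize}

For an irreducible $T$-module $W\subseteq\mathbb C^X$ the sets $\{i:E^*_iW\ne0\}$ and $\{i:E_iW\neq0\}$ are intervals $\{r,\dots,r+d\}$ and $\{t,\dots,t+d\}$ of the same size (Section~\ref{sec:graph}); $r$, $t$, $d$ are the \emph{endpoint}, \emph{dual endpoint} and \emph{diameter} of $W$. They depend only on the isomorphism class of $W$.

\begin{theorem}\label{thm:A}
Let $\Gamma$ be as in the conjecture and let $q$ be either square root of $b$. Let $\Omega,\Omega^*\in Z(T)$ be the invertible elements that act on each irreducible $T$-module of endpoint $r$, dual endpoint $t$ and diameter $d$ as $q^{2t+d}$ and $q^{2r+d}$, respectively. There is a homomorphism $\boxtimes_q\to T\subseteq\mathrm{End}(\mathbb C^X)$ with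
\begin{align*}
A&=(\theta_0-h-hsb)1+hsb\,\Omega\,x_{01}+h\,\Omega^{-1}x_{12},\\
A^*&=(\theta_0^*-h^*-h^*s^*b)1+h^*s^*b\,\Omega^*x_{23}+h^*\Omega^{*-1}x_{30}.
\end{align*}
In particular the conjecture holds. Moreover $T$ is generated by $Z(T)$ and the image of $\boxtimes_q$, and each irreducible $T$-module is an irreducible $\boxtimes_q$-module on which every $x_{ij}$ is diagonalizable with eigenvalues $q^{d-2i}$ $(0\le i\le d)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A,A^*$ be a TD pair on $W$ with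
\[
\theta_i=aq^{2i-d}+a^{-1}q^{d-2i},\qquad \theta^*_i=a^*q^{2i-d}+a^{*-1}q^{d-2i}\qquad(0\le i\le d),
\]
where $a,a^*\in\mathbb C^*$. Then $W$ has a $\boxtimes_q$-module structure with $A=ax_{01}+a^{-1}x_{12}$ and $A^*=a^*x_{23}+a^{*-1}x_{30}$, every $x_{ij}$ being diagonalizable with eigenvalues $q^{d-2i}$ $(0\le i\le d)$.
\end{theorem}

\subsection{How the proof goes}
Section~\ref{sec:graph} deduces Theorem~\ref{thm:A} from Theorem~\ref{thm:B}; here the element $\Omega$ arises because $a$ depends on the irreducible module. The rest of the paper proves Theorem~\ref{thm:B}. By (F2) and (F3) a TD system is determined by its eigenvalues and by the numbers $\mu_j$ with $E_0^*E_jE_0^*=\mu_jE_0^*$. So it suffices to construct, for each admissible choice of the $\mu_j$, one irreducible model that realizes it and carries a $\boxtimes_q$-action. Section~\ref{sec:d1} finds the models for $d=1$: the space is $\mathbb C^2$, there is one parameter $c$, and $\mu_0$ depends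 on $c$ through $c+c^{-1}$. For general $d$ we tensor $d$ such models with parameters $c_1,\dots,c_d$ (Section~\ref{sec:ladder}). Then:
\begin{itemize}
\item The numbers $c_i+c_i^{-1}$ turn out to be the roots of a polynomial whose coefficients encode the $\mu_j$, so every choice of the $\mu_j$ is reached (Section~\ref{sec:spectral}).
\item The tensor product may be reducible, because two of the parameters, possibly after replacing some of them by their inverses, may have ratio $q^2$. We therefore group the $c_i^{\pm1}$ into geometric progressions with ratio $q^2$ (``strings'') and pass to a subspace (Section~\ref{sec:strings}).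
\item That the resulting space is irreducible (Theorem~\ref{thm:C}) is the heart of the paper. The tools are operators $\check R$ that interchange two tensor factors (Section~\ref{sec:R}) and operators $K(w)$ that replace a parameter by its inverse (Section~\ref{sec:K}). The decisive property of $K(w)$ is that its matrix entries are noncommutative polynomials in $A$ and $A^*$. Hence $K(w)$ acts on every invariant subspace, and evaluating it at well-chosen $w$ produces many vectors in that subspace (Section~\ref{sec:simple}).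
\end{itemize}
Section~\ref{sec:proofB} assembles these pieces and constructs $x_{13}$ and its inverse $x_{31}$, the generators that are not visible in the tensor product.

\section{From the graph to tridiagonal pairs}\label{sec:graph}

\begin{lemma}\label{lem:interval}
Let $A,A^*$ be diagonalizable operators on $W\neq0$ with no common invariant subspace except $0$ and $W$. Let $W=\bigoplus_{i\in\mathbb Z}W_i=\bigoplus_{i\in\mathbb Z}W_i^*$, where the nonzero $W_i$ (respectively $W_i^*$) are the eigenspaces of $A$ (respectively $A^*$) and $A^*W_i\subseteq W_{i-1}+W_i+W_{i+1}$, $AW_i^*\subseteq W_{i-1}^*+W_i^*+W_{i+1}^*$ for all $i$. Then $\{i:W_i\neq0\}$ and $\{i:W_i^*\ne0\}$ are intervals of the same size, and $A,A^*$ is a TD pair for which the induced orderings are standard.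
\end{lemma}
\begin{proof}
If $W_i=0$ while $W_j\ne0\neq W_h$ with $j<i<h$, then $\bigoplus_{l<i}W_l$ is invariant under $A$ and $A^*$, nonzero and proper, a contradiction. The same argument applies to the $W_i^*$. So $A,A^*$ is a TD pair, and the two intervals have the same size by (F1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
Since $b$ is not a root of unity, neither is $q$. We use the standard facts \cite{T} that the $\theta_i$ are distinct, the $\theta_i^*$ are distinct, and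
\[
E_iA^*E_j=0,\qquad E_i^*AE_j^*=0\qquad(|i-j|>1).
\]
As $A^*=\sum_i\theta_i^*E_i^*$ with distinct $\theta_i^*$, each $E_i^*$ is a polynomial in $A^*$, so $T$ is generated by $A$ and $A^*$. The generators $A,E_i^*$ are real symmetric, so $T$ is closed under conjugate transpose and hence semisimple. Let $W_\psi$ run over the isomorphism classes of irreducible $T$-modules in $\mathbb C^X$. Then
\[
\mathbb C^X\cong\bigoplus_\psi W_\psi\otimes\mathbb C^{n_\psi},\qquad T=\bigoplus_\psi\mathrm{End}(W_\psi)\otimes1,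
\]
and $Z(T)$ consists of the operators that act on each $W_\psi\otimes\mathbb C^{n_\psi}$ as a scalar.

Let $W=W_\psi$. Lemma~\ref{lem:interval} with $W_i=E_iW$, $W_i^*=E_i^*W$ shows that $\{i:E_iW\neq0\}=\{t,\dots,t+d\}$, $\{i:E_i^*W\ne0\}=\{r,\dots,r+d\}$ and that $A,A^*$ act on $W$ as a TD pair with eigenvalue orderings $\theta_t,\dots,\theta_{t+d}$ and $\theta^*_r,\dots,\theta^*_{r+d}$. Since $E_i,E_i^*\in T$, the numbers $r,t,d$ depend only on $\psi$. In particular $\Omega$ and $\Omega^*$ exist. Fix a square root $s^{1/2}$ and put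
\[
y=hqs^{1/2},\qquad a=s^{1/2}q^{1+2t+d}.
\]
Both are nonzero because $s\neq0$. Since $b=q^2$, we have $ya\,q^{2i-d}=hsb\,b^{t+i}$ and $ya^{-1}q^{d-2i}=h\,b^{-(t+i)}$, so \eqref{eq:twoprog} becomes
\[
\theta_{t+i}=\theta_0-h(1+sb)+y(aq^{2i-d}+a^{-1}q^{d-2i}),\qquad ya=hsb\,q^{2t+d},\quad ya^{-1}=hq^{-(2t+d)}.
\]
Likewise, with $y^*=h^*qs^{*1/2}$ and $a^*=s^{*1/2}q^{1+2r+d}$, nonzero because $s^*\ne0$,
\[
\theta^*_{r+i}=\theta^*_0-h^*(1+s^*b)+y^*(a^*q^{2i-d}+a^{*-1}q^{d-2i}),\qquad y^*a^*=h^*s^*b\,q^{2r+d},\quad y^*a^{*-1}=h^*q^{-(2r+d)}.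
\]
Hence $(A-\theta_0+h(1+sb))/y$ and $(A^*-\theta_0^*+h^*(1+s^*b))/y^*$ act on $W$ as a TD pair as in Theorem~\ref{thm:B}. The theorem gives a $\boxtimes_q$-action on $W_\psi$ by operators $x_{ij}^\psi$ with
\begin{align*}
A&=\theta_0-h(1+sb)+hsb\,q^{2t+d}x_{01}^\psi+hq^{-(2t+d)}x_{12}^\psi,\\
A^*&=\theta_0^*-h^*(1+s^*b)+h^*s^*b\,q^{2r+d}x_{23}^\psi+h^*q^{-(2r+d)}x_{30}^\psi .
\end{align*}
Let $x_{ij}$ act on $\mathbb C^X$ as $\bigoplus_\psi x_{ij}^\psi\otimes1$. This is an action by elements of $T$, and it satisfies the formulas of the theorem. Since $A,A^*$ lie in the algebra generated by $Z(T)$ and the $x_{ij}$, and these lie in $T$, that algebra is $T$. On an irreducible $T$-module $Z(T)$ acts by scalars, so a $\boxtimes_q$-submodule is stable under $A$ and $A^*$; hence irreducible $T$-modules are irreducible $\boxtimes_q$-modules. The eigenvalue statement is that of Theorem~\ref{thm:B}.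
\end{proof}

From now on $d\ge0$ and $a,a^*\in\mathbb C^*$ are fixed, subject to
\begin{equation}\tag{D}\label{D}
a^2,\,a^{*2}\notin\{q^{2m}:|m|\le d-1\}.
\end{equation}
Put $\xi(z)=z+z^{-1}$. Condition \eqref{D} says exactly that the scalars $\theta_i=\xi(aq^{2i-d})$ $(0\le i\le d)$ are distinct, and likewise the $\theta_i^*=\xi(a^*q^{2i-d})$. Indeed, for $i\ne j$ we have $\theta_i=\theta_j$ iff $a^2=q^{2(d-i-j)}$, and $d-i-j$ takes all values in $[1-d,d-1]$. So \eqref{D} holds in Theorem~\ref{thm:B}. It remains true if $d$ is decreased with $a,a^*$ fixed. We write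
\[
\tau=\xi(a),\qquad\tau^*=\xi(a^*),\qquad \varepsilon\in\{1,-1\}.
\]

\section{The case $d=1$ by hand}\label{sec:d1}

In this section $d=1$, so that \eqref{D} says $a^2\ne1\neq a^{*2}$. The section motivates the constructions below; its computations are special cases of later ones.

Let $\mathbb C^2$ have basis $e_+,e_-$, matrix units $e_{++},e_{+-},e_{-+},e_{--}$ (so $e_{+-}e_-=e_+$), and put $k=\mathrm{diag}(q,q^{-1})$.

\emph{The action.} What do the side generators look like in a $\boxtimes_q$-action on $\mathbb C^2$ with $x_{20}=k$? Write $k=\mathrm{diag}(k_+,k_-)$. Relation (ii) for $(x_{12},x_{20})$ says that the entries of $Z=x_{12}$ satisfy $(qk_j-q^{-1}k_i)Z_{ij}=\sigma\delta_{ij}$. So $Z_{ii}=k_i^{-1}$; also $Z_{-+}=0$ because $qk_+-q^{-1}k_-=q^2-q^{-2}\ne0$, while $Z_{+-}$ is free because $qk_--q^{-1}k_+=0$. The same computation for $(x_{20},x_{01})$, $(x_{02},x_{23})$, $(x_{30},x_{02})$ gives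
\[
x_{12}=k^{-1}+u\,e_{+-},\quad x_{01}=k^{-1}+l\,e_{-+},\quad x_{23}=k+u'e_{+-},\quad x_{30}=k+l'e_{-+}.
\]
Relation (ii) for $(x_{01},x_{12})$ reads $\sigma k^{-2}+ul(q\,e_{--}-q^{-1}e_{++})=\sigma$, that is, $ul=-\sigma^2$; for $(x_{23},x_{30})$ we get $u'l'=-\sigma^2$ in the same way. Rescale $e_+$ so that $u=a\sigma$. Then $l=-a^{-1}\sigma$, and we may write $u'=a^{*-1}\sigma c$, $l'=-a^*\sigma c^{-1}$ with one parameter $c\in\mathbb C^*$. The operators $A=ax_{01}+a^{-1}x_{12}$ and $A^*=a^*x_{23}+a^{*-1}x_{30}$ are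
\begin{equation}\label{eq:d1}
A=\begin{pmatrix}q^{-1}\tau&\sigma\\-\sigma&q\tau\end{pmatrix},\qquad
A^*=\begin{pmatrix}q\tau^*&\sigma c\\-\sigma c^{-1}&q^{-1}\tau^*\end{pmatrix}.
\end{equation}
The generator $x_{13}$ has not been used; it is constructed in Section~\ref{sec:proofB}, for all $d$ at once.

\emph{Irreducibility.} Multiplying out, one finds the eigenvectors
\[
A:\ (1,a^{-1})\mapsto\xi(aq^{-1}),\quad(1,a)\mapsto\xi(aq);\qquad A^*:\ (c,-a^*)\mapsto\xi(a^*q^{-1}),\quad(c,-a^{*-1})\mapsto\xi(a^*q);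
\]
for instance $q^{-1}\tau+\sigma a^{-1}=q^{-1}a+qa^{-1}$ and $-\sigma+q\tau a^{-1}=a^{-1}(q^{-1}a+qa^{-1})$. A proper nonzero invariant subspace would be spanned by a common eigenvector. So \eqref{eq:d1} is irreducible iff
\[
c\notin\{-(aa^*)^{\pm1},\,-(a/a^*)^{\pm1}\}.
\]

\emph{All irreducible pairs are obtained.} Let $A,A^*$ act irreducibly on a two-dimensional space with eigenvalues $\theta_0,\theta_1$ and $\theta_0^*,\theta_1^*$, and let $u\neq 0$ be in the $\theta_0^*$-eigenspace. Then $E_0u,E_1u\ne0$, since otherwise $u$ would be a common eigenvector. In the basis $E_0u,E_1u$ the operator $A$ is $\mathrm{diag}(\theta_0,\theta_1)$, $u=(1,1)$, and $E_0^*$ sends $E_ju$ to $\mu_ju$. So the numbers $\mu_0$ and $\mu_1=1-\mu_0$ determine the pair up to isomorphism. Both are nonzero: if $E_0^*E_ju=0$, then $E_ju$ is a common eigenvector.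

In \eqref{eq:d1} take $u=(c,-a^*)$; its component along $(1,a^{-1})$ is $\frac{a^*+ca}{a-a^{-1}}(1,a^{-1})$, and $E_0^*$ is computed by the functional $(a^{*-1},c)$, which kills $(c,-a^{*-1})$. Hence
\[
\mu_0=\frac{(a^*+ca)(a^{*-1}+ca^{-1})}{c(a-a^{-1})(a^{*-1}-a^*)}=\frac{\xi(c)+\xi(a/a^*)}{(a-a^{-1})(a^{*-1}-a^*)} .
\]
Since $(a-a^{-1})(a^{*-1}-a^*)=\xi(a/a^*)-\xi(aa^*)$, it follows that
\[
\mu_1=1-\mu_0=-\frac{\xi(c)+\xi(aa^*)}{(a-a^{-1})(a^{*-1}-a^*)} .
\]
So \eqref{eq:d1} is irreducible iff $\mu_0\mu_1\ne0$. As $c$ varies, $\mu_0$ takes every value, so every irreducible pair is isomorphic to some \eqref{eq:d1}.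

\emph{The symmetry $c\leftrightarrow c^{-1}$.} The datum $\mu_0$ depends only on $\xi(c)$, so the pairs for $c$ and $c^{-1}$ are isomorphic when irreducible. The isomorphism is explicit:
\begin{equation}\label{eq:K1}
K(w)=\begin{pmatrix}\tau^*+w^{-1}\tau&w-w^{-1}\\-(w-w^{-1})&\tau^*+w\tau\end{pmatrix}
\end{equation}
intertwines the pair with parameter $w$ and the pair with parameter $w^{-1}$ (verified in Section~\ref{sec:K}), and
\[
\det K(w)=\tau^{*2}+\tau\tau^*\xi(w)+\tau^2+\xi(w)^2-4=(\xi(w)+\xi(aa^*))(\xi(w)+\xi(a/a^*)),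
\]
because $\xi(aa^*)+\xi(a/a^*)=\tau\tau^*$ and $\xi(aa^*)\xi(a/a^*)=\tau^2+\tau^{*2}-4$. So $K(w)$ is invertible exactly in the irreducible case.

For larger $d$ each of these four points has a counterpart: tensor products of copies of $\mathbb C^2$ (Section~\ref{sec:ladder}), irreducibility (Section~\ref{sec:simple}), a polynomial with roots $\xi(c_1),\dots,\xi(c_d)$ in place of $\mu_0$ (Section~\ref{sec:spectral}), and the flip $K(w)$ with operator entries (Section~\ref{sec:K}).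

\section{Pairs, ladder modules and tensor products}\label{sec:ladder}

\subsection{Definitions}
A \emph{pair} is a space $N$ with two operators $A,A^*\in\mathrm{End}(N)$. Homomorphisms, subpairs and simplicity of pairs are meant with respect to $A,A^*$. Let $\mathfrak B_N\subseteq\mathrm{End}(N)$ be the unital algebra generated by $A,A^*$.

In \eqref{eq:d1} each operator is a diagonal part plus a raising and a lowering part. To be able to tensor we axiomatize these. A \emph{ladder module} is a space with operators $k$ (invertible), $E,F,H,G$ such that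
\begin{itemize}
\item[(L1)] $kE=q^2Ek$, $kH=q^2Hk$, $kF=q^{-2}Fk$, $kG=q^{-2}Gk$;
\item[(L2)] $qFE-q^{-1}EF=(k^{-2}-1)/\sigma$;
\item[(L3)] $qHG-q^{-1}GH=(k^2-1)/\sigma$;
\item[(L4)] $qEH=q^{-1}HE$, $qGF=q^{-1}FG$.
\end{itemize}
For $c\in\mathbb C^*$ let $V(c)$ be $\mathbb C^2$ with
\[
k=\mathrm{diag}(q,q^{-1}),\quad E=e_{+-},\quad F=e_{-+},\quad H=c\,e_{+-},\quad G=c^{-1}e_{-+}.
\]
This is a ladder module: (L1) is immediate, both sides of (L2) are $\mathrm{diag}(-q^{-1},q)$, both sides of (L3) are $\mathrm{diag}(q,-q^{-1})$, and all products in (L4) vanish.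

On the tensor product $V\otimes V'$ of two ladder modules let $k,E,F,H,G$ act, respectively, as
\[
k\otimes k,\quad E\otimes k^{-1}+1\otimes E,\quad F\otimes k^{-1}+1\otimes F,\quad H\otimes k+1\otimes H,\quad G\otimes k+1\otimes G .
\]
In an iterated product $E$ acts in one slot, with $1$ on the slots to its left and $k^{-1}$ on those to its right; similarly for $F$, and for $H,G$ with $k$. So the construction is associative.

\begin{lemma}
$V\otimes V'$ is a ladder module.
\end{lemma}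
\begin{proof}
(L1) is clear from the formulas. Write $Z^{(1)},Z^{(2)}$ for an operator acting in the first or second slot. The cross terms vanish by (L1):
\begin{itemize}
\item (L2): $F^{(1)}\big(qk^{-1}E-q^{-1}Ek^{-1}\big)^{(2)}+E^{(1)}\big(qFk^{-1}-q^{-1}k^{-1}F\big)^{(2)}=0$. The remaining terms are $\sigma^{-1}\big((k^{-2}-1)\otimes k^{-2}+1\otimes(k^{-2}-1)\big)=\sigma^{-1}(k^{-2}\otimes k^{-2}-1)$.
\item (L3): $H^{(1)}\big(qkG-q^{-1}Gk\big)^{(2)}+G^{(1)}\big(qHk-q^{-1}kH\big)^{(2)}=0$. The remaining terms are $\sigma^{-1}\big((k^{2}-1)\otimes k^{2}+1\otimes(k^{2}-1)\big)=\sigma^{-1}(k^{2}\otimes k^{2}-1)$.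
\item (L4): $E^{(1)}\big(qk^{-1}H-q^{-1}Hk^{-1}\big)^{(2)}+H^{(1)}\big(qEk-q^{-1}kE\big)^{(2)}=0$ and $G^{(1)}\big(qkF-q^{-1}Fk\big)^{(2)}+F^{(1)}\big(qGk^{-1}-q^{-1}k^{-1}G\big)^{(2)}=0$. What remains is (L4) in each slot.\qedhere
\end{itemize}
\end{proof}

A pair $N$ and a ladder module $V$ give a pair $N\otimes V$, with operators
\begin{equation}\label{eq:NV}
A\otimes k^{-1}+\sigma\,1\otimes(E-F),\qquad A^*\otimes k+\sigma\,1\otimes(H-G).
\end{equation}
Then $(N\otimes V)\otimes V'=N\otimes(V\otimes V')$; moreover $1\otimes f$ is a pair homomorphism for every ladder homomorphism $f$, and $g\otimes1$ for every pair homomorphism $g$. Let $\mathbf 1$ be the one-dimensional pair with $A=\tau$, $A^*=\tau^*$, and put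
\[
\mathbb W(c_1,\dots,c_n)=\mathbf1\otimes V(c_1)\otimes\cdots\otimes V(c_n).
\]
For $n=1$ this is \eqref{eq:d1}. On $\mathbf1\otimes V$ define
\begin{equation}\label{eq:xij}
\begin{gathered}
x_{01}=k^{-1}-a^{-1}\sigma F,\quad x_{12}=k^{-1}+a\sigma E,\quad x_{23}=k+a^{*-1}\sigma H,\quad x_{30}=k-a^*\sigma G,\\
x_{20}=k,\quad x_{02}=k^{-1}.
\end{gathered}
\end{equation}
Then $A=ax_{01}+a^{-1}x_{12}$ and $A^*=a^*x_{23}+a^{*-1}x_{30}$. We shall see in Section~\ref{sec:proofB} that (L1)--(L4) are what makes those relations (i), (ii) hold that do not involve $x_{13},x_{31}$.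

\subsection{Eigenvalues}
We need the spectra of $A$, $A^*$ and the $x_{ij}$ on $\mathbb W(c_1,\dots,c_n)$, and the tridiagonal relations between them. All follow from one induction step. Eigenvalues are recorded by \emph{labels} $z$ with eigenvalue $\eta(z)$; tensoring with $\mathbb C^2$ shifts a label by $q^{\pm1}$.

\begin{lemma}\label{lem:step}
Let $X,Y\in\mathrm{End}(N)$ and $\eta(z)=gz+g'z^{-1}$ with $g\neq0$. Let $N=\bigoplus_zN_z$, where $z$ runs over finitely many labels in one coset of $q^{2\mathbb Z}$ in $\mathbb C^*$ ($N_z=0$ for all other $z$), with $X=\eta(z)$ on $N_z$ and $YN_z\subseteq N_{q^{-2}z}+N_z+N_{q^2z}$, and suppose $gz^2\ne g'$ for all labels. On $N\otimes\mathbb C^2$ let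
\[
X'=X\otimes k^{-1}+1\otimes u,\qquad Y'=Y\otimes k+1\otimes v,\qquad u=u_+e_{+-}+u_-e_{-+},\quad u_+u_-=-\sigma^2gg',
\]
with $v\in\mathrm{End}(\mathbb C^2)$ arbitrary. Put $b_z^-=\sigma gz\,e_+-u_-e_-$ and $b_z^+=u_+e_++\sigma gz\,e_-$. Then $N\otimes\mathbb C^2=\bigoplus_{z'}N'_{z'}$ with
\[
N'_{z'}=N_{qz'}\otimes b^-_{qz'}+N_{q^{-1}z'}\otimes b^+_{q^{-1}z'},
\]
$X'=\eta(z')$ on $N'_{z'}$, and $Y'N'_{z'}\subseteq N'_{q^{-2}z'}+N'_{z'}+N'_{q^2z'}$. The same holds for $X'=X\otimes k+1\otimes u$, $Y'=Y\otimes k^{-1}+1\otimes v$, with $e_+$ and $e_-$ (and $u_+$ and $u_-$) interchanged.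
\end{lemma}
\begin{proof}
On $N_z\otimes\mathbb C^2$ the operator $X'$ is $\begin{pmatrix}q^{-1}\eta(z)&u_+\\u_-&q\eta(z)\end{pmatrix}$. The components of its value on $b_z^-$ are
\[
\sigma gz\,q^{-1}\eta(z)+\sigma^2gg'=\sigma gz(q^{-1}gz+qg'z^{-1}),\qquad u_-(\sigma gz-q\eta(z))=-u_-(q^{-1}gz+qg'z^{-1}),
\]
so $b_z^-$ has eigenvalue $\eta(q^{-1}z)$. For $b_z^+$ they are
\[
u_+(q^{-1}\eta(z)+\sigma gz)=u_+(qgz+q^{-1}g'z^{-1}),\qquad -\sigma^2gg'+\sigma gz\,q\eta(z)=\sigma gz(qgz+q^{-1}g'z^{-1}),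
\]
so $b_z^+$ has eigenvalue $\eta(qz)$. The determinant of $(b_z^-,b_z^+)$ is $\sigma^2g^2z^2+u_+u_-=\sigma^2g(gz^2-g')\ne0$. This proves the decomposition; $N_z\otimes b_z^\pm$ has label $q^{\pm1}z$.

For $Y'$ the point is that $k$ moves $b_z^\pm$ the right way:
\[
kb_z^-=q^{-1}b^-_{q^2z},\qquad kb_z^+=q\,b^+_{q^{-2}z}.
\]
So $Y\otimes k$ sends $N_z\otimes b_z^-$ (label $q^{-1}z$) into $N_{q^2z}\otimes b^-_{q^2z}$ (label $qz$) $+\,N_z\otimes\mathbb C^2$ (labels $q^{\pm1}z$) $+\,N_{q^{-2}z}\otimes\mathbb C^2$ (labels $q^{-3}z,q^{-1}z$). It sends $N_z\otimes b_z^+$ (label $qz$) into $N_{q^2z}\otimes\mathbb C^2$ (labels $qz,q^3z$) $+\,N_z\otimes\mathbb C^2$ $+\,N_{q^{-2}z}\otimes b^+_{q^{-2}z}$ (label $q^{-1}z$). Finally $1\otimes v$ preserves $N_z\otimes\mathbb C^2$, with labels $q^{\pm1}z$. In the second version we use the basis $e_-,e_+$, in which $k=\mathrm{diag}(q^{-1},q)$.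
\end{proof}

For $n\le d$ put $\theta_i^{(n)}=\xi(aq^{2i-n})$ and $\theta_i^{*(n)}=\xi(a^*q^{2i-n})$, $0\le i\le n$, and for $m\ge0$
\[
p_m(c)=c\,e_+-a^*q^{-m}e_-\in V(c).
\]

\begin{corollary}\label{cor:spec}
On $\mathbb W(c_1,\dots,c_n)$ with $n\le d$:
\begin{itemize}
\item[(i)] $A$ and $A^*$ are diagonalizable with eigenvalues among $\theta_i^{(n)}$ and $\theta_i^{*(n)}$, and each maps the $i$-th eigenspace of the other into the sum of those with indices $i-1,i,i+1$.
\item[(ii)] The $\theta_0^{*(n)}$-eigenspace of $A^*$ is one-dimensional, spanned by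
$u_0=p_0(c_1)\otimes p_1(c_2)\otimes\cdots\otimes p_{n-1}(c_n)$.
\item[(iii)] $x_{01},x_{12},x_{23},x_{30}$ are diagonalizable with eigenvalues among $q^{n-2i}$, $0\le i\le n$. For $(X,Y)=(x_{01},x_{23})$, $(x_{12},x_{30})$, $(x_{23},x_{01})$, $(x_{30},x_{12})$ we have
$X^3Y-[3]_qX^2YX+[3]_qXYX^2-YX^3=0$.
\end{itemize}
\end{corollary}
\begin{proof}
Induction from $n=0$ with Lemma~\ref{lem:step}. For $X=A$ (and $Y=A^*$) take $\eta=\xi$ and $u=\sigma(E-F)$, so $u_+u_-=-\sigma^2$; for $X=A^*$ (and $Y=A$) use the second version with $u=\sigma(H-G)$, again $u_+u_-=-\sigma^2$. In the step from $n-1$ to $n$ the labels are $z=aq^{2i-n+1}$, respectively $a^*q^{2i-n+1}$, $0\le i\le n-1$, and $z^2\neq1$ by \eqref{D}. The new labels are $aq^{2i-n}$, respectively $a^*q^{2i-n}$, $0\le i\le n$. By \eqref{D} again, distinct labels give distinct eigenvalues, so the spaces $N'_{z'}$ are the eigenspaces, and we get (i).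

For (iii) take $\eta(z)=z$. On $N\otimes V(c)$ with $N=\mathbb W(c_1,\dots,c_{n-1})$ we have
\begin{align*}
x_{01}&=x_{01}\otimes k^{-1}-a^{-1}\sigma\,1\otimes F,& x_{12}&=x_{12}\otimes k^{-1}+a\sigma\,1\otimes E,\\
x_{23}&=x_{23}\otimes k+a^{*-1}\sigma\,1\otimes H,& x_{30}&=x_{30}\otimes k-a^*\sigma\,1\otimes G,
\end{align*}
so $u_+u_-=0=-\sigma^2gg'$ with $g=1$, $g'=0$, and $gz^2\ne g'$. So $Y$ maps the $z$-eigenspace of $X$ into the sum of those for $q^{-2}z,z,q^2z$. The component of the cubic expression from eigenvalue $z$ to eigenvalue $z'$ has the factor $z'^3-[3]_qz'^2z+[3]_qz'z^2-z^3=(z'-z)(z'-q^2z)(z'-q^{-2}z)$, which vanishes in all three cases.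

(ii) The label $a^*q^{-n}$ arises only from the label $a^*q^{-(n-1)}$ of $N$, so the eigenspace is one-dimensional by induction. If $A^*n_0=\xi(z)n_0$, then
\begin{equation}\label{eq:eigvec}
n_0\otimes(c\,e_+-z\,e_-)\in N\otimes V(c)\ \text{ is an eigenvector of $A^*$ with eigenvalue }\xi(q^{-1}z),
\end{equation}
since $qc\,\xi(z)-\sigma cz=c(q^{-1}z+qz^{-1})$ and $-\sigma-q^{-1}z\,\xi(z)=-z(q^{-1}z+qz^{-1})$. Apply this with $z=a^*q^{-(n-1)}$.
\end{proof}

From now on $u_0$ denotes a vector spanning this eigenspace, also in subpairs that contain it.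

\section{Interchanging factors: the operators $\check R$}\label{sec:R}

To compare $\mathbb W(c_1,\dots,c_n)$ with reorderings we need ladder homomorphisms $V(c)\otimes V(c')\to V(c')\otimes V(c)$. Write $+-$ for $e_+\otimes e_-$, etc. Let $\mathsf t$ be the operator on $\mathbb C^2\otimes\mathbb C^2$ with
\[
++\mapsto q(++),\quad --\mapsto q(--),\quad +-\mapsto\sigma(+-)+(-+),\quad -+\mapsto(+-).
\]
Then $\mathsf t^2=1+\sigma\mathsf t$, i.e.\ $\mathsf t-\mathsf t^{-1}=\sigma$. Also $\mathsf t_1\mathsf t_2\mathsf t_1=\mathsf t_2\mathsf t_1\mathsf t_2$ on $(\mathbb C^2)^{\otimes3}$, where $\mathsf t_1=\mathsf t_{12}$, $\mathsf t_2=\mathsf t_{23}$ (subscripts denote slots). On $+++$ and $---$ both sides are $q^3$. On $v_1=-++$, $v_2=+-+$, $v_3=++-$ we have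
\[
\mathsf t_1:\ v_1\mapsto v_2,\ v_2\mapsto\sigma v_2+v_1,\ v_3\mapsto qv_3;\qquad \mathsf t_2:\ v_1\mapsto qv_1,\ v_2\mapsto v_3,\ v_3\mapsto\sigma v_3+v_2,
\]
and both products give $v_1\mapsto qv_3$, $v_2\mapsto q\sigma v_3+qv_2$, $v_3\mapsto q^2\sigma v_3+q\sigma v_2+qv_1$ (using $q\sigma^2+\sigma=q^2\sigma$). On $--+,-+-,+--$, in the roles of $v_1,v_2,v_3$, the formulas hold with $\mathsf t_1,\mathsf t_2$ interchanged. For $c,c'\in\mathbb C^*$ put
\[
\check R(c,c')=c'\mathsf t-c\,\mathsf t^{-1}=(c'-c)\mathsf t+c\sigma,\qquad \alpha=\alpha(c,c')=qc'-q^{-1}c .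
\]
Explicitly,
\begin{equation}\label{eq:Rentries}
\pm\pm\mapsto\alpha(\pm\pm),\quad +-\mapsto\sigma c'(+-)+(c'-c)(-+),\quad -+\mapsto(c'-c)(+-)+\sigma c(-+).
\end{equation}

\begin{lemma}\label{lem:R}
\begin{itemize}
\item[(a)] $\check R(c,c'):V(c)\otimes V(c')\to V(c')\otimes V(c)$ is a ladder homomorphism.
\item[(b)] $\check R(c',c)\check R(c,c')=(qc'-q^{-1}c)(qc-q^{-1}c')$. So $\check R(c,c')$ is invertible if $c'/c\neq q^{\pm2}$. Also $\check R(c,c)=\sigma c$.
\item[(c)] $\check R(c_2,c_3)_{12}\check R(c_1,c_3)_{23}\check R(c_1,c_2)_{12}=\check R(c_1,c_2)_{23}\check R(c_1,c_3)_{12}\check R(c_2,c_3)_{23}$.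
\item[(d)] $\ker\check R(q^2c,c)=\mathrm{span}\{++,\,--,\,(+-)+q^{-1}(-+)\}$.
\item[(e)] $\check R(c,c')\big(p_m(c)\otimes p_{m+1}(c')\big)=\alpha(c,c')\,p_m(c')\otimes p_{m+1}(c)$.
\item[(f)] Let $y'=q^2y$ and $\mathfrak s=(+-)-q(-+)\in V(y)\otimes V(y')$. Then $E,F,H,G$ kill $\mathfrak s$ and $k\mathfrak s=\mathfrak s$. For $v\in V(c)$,
\begin{align*}
\check R(c,y')_{23}\check R(c,y)_{12}(v\otimes\mathfrak s)&=\chi\,\mathfrak s\otimes v,&\chi&=q^{-1}(q^4y-c)(y-c),\\
\check R(y,c)_{12}\check R(y',c)_{23}(\mathfrak s\otimes v)&=\chi'\,v\otimes\mathfrak s,&\chi'&=-q(qy-q^{-1}c)(qc-q^{-1}y).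
\end{align*}
\end{itemize}
\end{lemma}
\begin{proof}
(a) Compatibility with $k$ is clear. The operators on $V(c)\otimes V(c')$ are
\[
\begin{array}{c|cccc}
&++&+-&-+&--\\\hline
E&0&(++)&q^{-1}(++)&q(+-)+(-+)\\
H&0&c'(++)&qc(++)&q^{-1}c(+-)+c'(-+)\\
F&(+-)+q^{-1}(-+)&q(--)&(--)&0\\
G&c'^{-1}(+-)+qc^{-1}(-+)&q^{-1}c^{-1}(--)&c'^{-1}(--)&0
\end{array}
\]
and in the target $c,c'$ are interchanged. In each line below we compare $\check R$ applied after the source operator with the target operator applied after $\check R$. On the basis vectors not listed both composites are $0$.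

$E$. On $--$: $\check R(q(+-)+(-+))=\alpha(q(+-)+(-+))$, since $q\sigma c'+(c'-c)=q\alpha$ and $q(c'-c)+\sigma c=\alpha$. On $+-$: $\alpha=\sigma c'+(c'-c)q^{-1}$. On $-+$: $\alpha q^{-1}=(c'-c)+\sigma cq^{-1}$.

$H$. On $--$: $\check R(q^{-1}c(+-)+c'(-+))=\alpha(q^{-1}c'(+-)+c(-+))$, since
\begin{equation}\label{eq:Hcheck}
q^{-1}c\,\sigma c'+c'(c'-c)=q^{-1}c'\alpha,\qquad q^{-1}c(c'-c)+c'\sigma c=c\,\alpha.
\end{equation}
On $+-$: $\alpha c'=\sigma c'c+(c'-c)qc'$. On $-+$: $\alpha qc=(c'-c)c+\sigma c\,qc'$.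

$F$. On $++$: $\check R((+-)+q^{-1}(-+))=\alpha((+-)+q^{-1}(-+))$, since $\sigma c'+q^{-1}(c'-c)=\alpha$ and $(c'-c)+q^{-1}\sigma c=q^{-1}\alpha$. On $+-$: $q\alpha=q\sigma c'+(c'-c)$. On $-+$: $\alpha=q(c'-c)+\sigma c$.

$G$. On $++$: $\check R(c'^{-1}(+-)+qc^{-1}(-+))=\alpha(c^{-1}(+-)+qc'^{-1}(-+))$, since $\sigma+qc^{-1}(c'-c)=\alpha c^{-1}$ and $c'^{-1}(c'-c)+q\sigma=q\alpha c'^{-1}$. On $+-$: $\alpha q^{-1}c^{-1}=\sigma q^{-1}+(c'-c)c^{-1}$. On $-+$: $\alpha c'^{-1}=(c'-c)q^{-1}c'^{-1}+\sigma$.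

(b) With $\Delta=c'-c$, $(-\Delta\mathsf t+c'\sigma)(\Delta\mathsf t+c\sigma)=-\Delta^2(1+\sigma\mathsf t)+\sigma\Delta^2\mathsf t+\sigma^2cc'=\sigma^2cc'-\Delta^2$, which is the stated product. The last statement is clear from the definition.

(c) Put $x=c_3-c_2$, $y=c_2-c_1$. The two sides are
\[
(x\mathsf t_1+c_2\sigma)\big((x+y)\mathsf t_2+c_1\sigma\big)(y\mathsf t_1+c_1\sigma),\qquad (y\mathsf t_2+c_1\sigma)\big((x+y)\mathsf t_1+c_1\sigma\big)(x\mathsf t_2+c_2\sigma).
\]
Expand with $\mathsf t_i^2=1+\sigma\mathsf t_i$. On both sides the coefficient of $\mathsf t_1\mathsf t_2\mathsf t_1=\mathsf t_2\mathsf t_1\mathsf t_2$ is $xy(x+y)$, that of $\mathsf t_1\mathsf t_2$ is $\sigma c_1x(x+y)$, that of $\mathsf t_2\mathsf t_1$ is $\sigma c_2y(x+y)$, and the constant is $\sigma c_1xy+\sigma^3c_1^2c_2$. The coefficient of $\mathsf t_2$ on the left and of $\mathsf t_1$ on the right is $\sigma^2c_1c_2(x+y)$. The coefficient of $\mathsf t_1$ on the left and of $\mathsf t_2$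 on the right is $\sigma^2c_1(xc_1+yc_2+xy)$, which is the same because $y+c_1=c_2$.

(d) For $(q^2c,c)$ we have $\alpha=0$, $+-\mapsto\sigma c[(+-)-q(-+)]$, $-+\mapsto-q\sigma c[(+-)-q(-+)]$.

(e) With $\beta=a^*q^{-m}$ the source vector is $cc'(++)-\beta[q^{-1}c(+-)+c'(-+)]+\beta^2q^{-1}(--)$. By \eqref{eq:Hcheck} its image is $\alpha$ times $cc'(++)-\beta[q^{-1}c'(+-)+c(-+)]+\beta^2q^{-1}(--)=p_m(c')\otimes p_{m+1}(c)$.

(f) From the table, $E\mathfrak s=(1-qq^{-1})(++)=0$, $F\mathfrak s=(q-q)(--)=0$, $H\mathfrak s=(q^2y-q\cdot qy)(++)=0$, $G\mathfrak s=(q^{-1}y^{-1}-q\cdot q^{-2}y^{-1})(--)=0$; and $k\mathfrak s=\mathfrak s$. For $v=e_+$, $v\otimes\mathfrak s=(++-)-q(+-+)$, and $\check R(c,y)_{12}$ gives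
\[
(qy-q^{-1}c)(++-)-q\sigma y(+-+)-q(y-c)(-++).
\]
After $\check R(c,q^2y)_{23}$ the coefficients are
\begin{align*}
++-:&\quad\sigma[(qy-q^{-1}c)q^2y-qy(q^2y-c)]=0,\\
+-+:&\quad(qy-q^{-1}c)(q^2y-c)-q\sigma^2yc=q^{-1}[q^4y^2-(q^4+1)yc+c^2]=\chi,\\
-++:&\quad-q(y-c)(q^3y-q^{-1}c)=-(y-c)(q^4y-c)=-q\chi.
\end{align*}
So the image is $\chi\,\mathfrak s\otimes e_+$. The composite is a ladder homomorphism, and $F\mathfrak s=0$, $k\mathfrak s=\mathfrak s$ give $F(e_+\otimes\mathfrak s)=e_-\otimes\mathfrak s$ and $F(\mathfrak s\otimes e_+)=\mathfrak s\otimes e_-$; applying $F$ we get the case $v=e_-$. For the second formula suppose first $\chi\neq0$. Apply $\check R(y,c)_{12}\check R(y',c)_{23}$ to the first formula; by (b),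
\[
\chi\,\check R(y,c)_{12}\check R(y',c)_{23}(\mathfrak s\otimes v)=(qy'-q^{-1}c)(qc-q^{-1}y')(qy-q^{-1}c)(qc-q^{-1}y)\,v\otimes\mathfrak s,
\]
and $(qy'-q^{-1}c)(qc-q^{-1}y')=q^{-1}(q^4y-c)\cdot(-q)(y-c)=-q\chi$. The general case follows by continuity in $c$.
\end{proof}

\section{Inverting a parameter: the operators $K_N(w)$}\label{sec:K}

In Section~\ref{sec:d1} the parameter $c$ could be replaced by $c^{-1}$ through the matrix \eqref{eq:K1}. We now construct, for each $N=\mathbb W(c_1,\dots,c_n)$, a pair homomorphism $K_N(w):N\otimes V(w)\to N\otimes V(w^{-1})$. For $N=\mathbf1$ take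
\[
K_{\mathbf1}(w)=\begin{pmatrix}\tau^*+w^{-1}\tau&\kappa\\-\kappa&\tau^*+w\tau\end{pmatrix},\qquad\kappa=w-w^{-1}.
\]
For $N\otimes V(c)$ let $V(w)$ travel left past $V(c)$, be reflected by $K_N(w)$, and travel back as $V(w^{-1})$:
\begin{equation}\label{eq:Krec}
K_{N\otimes V(c)}(w)=\check R(w^{-1},c)_{23}\,K_N(w)_{12}\,\check R(c,w)_{23}\qquad\text{on }N\otimes V(c)\otimes\mathbb C^2.
\end{equation}
Write $K_N(w)(\nu\otimes e_j)=\sum_iK_{ij}\nu\otimes e_i$, with entries $K_{++},K_{+-},K_{-+},K_{--}\in\mathrm{End}(N)[w^{\pm1}]$.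

\begin{proposition}\label{prop:K}
Let $N=\mathbb W(c_1,\dots,c_n)$ with $n\ge0$ arbitrary.
\begin{itemize}
\item[(K1)] $K_N(w):N\otimes V(w)\to N\otimes V(w^{-1})$ is a pair homomorphism for all $w\in\mathbb C^*$.
\item[(K2)] $K_N(w^{-1})K_N(w)$ is a scalar Laurent polynomial.
\item[(K3)] With $w'=q^2w$ and $\mathfrak s=(+-)-q(-+)$ we have, for $\nu\in N$,
\[
K_N(w')_{12}\,\check R(w^{-1},w')_{23}\,K_N(w)_{12}(\nu\otimes\mathfrak s)=\Delta_N(w)\,\nu\otimes\mathfrak s,
\]
with a scalar Laurent polynomial $\Delta_N(w)$. The operator on the left maps $N\otimes V(w)\otimes V(w')$ to $N\otimes V(w'^{-1})\otimes V(w^{-1})$.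
\item[(K4)] $K_N(w)$ has no powers of $w$ above $w^{n+1}$, and the coefficient of $w^{n+1}$ in $K_{+-}$ is a nonzero scalar $\rho$.
\item[(K5)] $K_N(w)(u_0\otimes p_n(w))=f_N(w)\,u_0\otimes p_n(w^{-1})$, where $u_0=p_0(c_1)\otimes\cdots\otimes p_{n-1}(c_n)$ and
\[
f_N(w)=a^{*-1}(w+aa^*)(w+a^*a^{-1})\prod_{i=1}^n(qw-q^{-1}c_i)(qc_i-q^{-1}w^{-1}).
\]
\item[(K6)] All coefficients of the entries of $K_N(w)$ lie in $\mathfrak B_N$. Hence if $Y\subseteq N$ is a subpair, then $K_N(w)(Y\otimes\mathbb C^2)\subseteq Y\otimes\mathbb C^2$.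
\end{itemize}
\end{proposition}

Property (K6) is the one that makes the operators useful for irreducibility. Its proof recovers the coefficients of $K_N(w)$ one after the other, from the top power of $w$ down. At each power the linear equations (K1) determine everything except the difference $K_{+-}-K_{-+}$ of the off-diagonal entries; that difference is determined by the quadratic relation (K3). This is the reason for proving (K3).

\begin{proof}
\emph{(K1).} By \eqref{eq:NV}, $A$ acts on $N\otimes V(w)$ and on $N\otimes V(w^{-1})$ as $\begin{pmatrix}q^{-1}A&\sigma\\-\sigma&qA\end{pmatrix}$, while $A^*$ acts as $\begin{pmatrix}qA^*&\sigma w\\-\sigma w^{-1}&q^{-1}A^*\end{pmatrix}$ on the first and as $\begin{pmatrix}qA^*&\sigma w^{-1}\\-\sigma w&q^{-1}A^*\end{pmatrix}$ on the second. With $\Sigma=K_{+-}+K_{-+}$, comparing entries shows that (K1) is equivalent to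
\begin{align}
q^{-1}[K_{++},A]&=\sigma\Sigma,\tag{k1}\label{k1}\\
qK_{+-}A-q^{-1}AK_{+-}&=\sigma(K_{--}-K_{++}),\tag{k2}\label{k2}\\
q^{-1}K_{-+}A-qAK_{-+}&=\sigma(K_{--}-K_{++}),\tag{k3}\\
q[K_{--},A]&=-\sigma\Sigma,\tag{k4}\\
q[K_{++},A^*]&=\sigma w^{-1}\Sigma,\tag{k5}\\
q^{-1}K_{+-}A^*-qA^*K_{+-}&=\sigma(w^{-1}K_{--}-wK_{++}),\tag{k6}\label{k6}\\
qK_{-+}A^*-q^{-1}A^*K_{-+}&=\sigma(w^{-1}K_{--}-wK_{++}),\tag{k7}\\
q^{-1}[K_{--},A^*]&=-\sigma w\Sigma.\tag{k8}
\end{align}
For $K_{\mathbf1}$ these hold since $\Sigma=0$, $K_{--}-K_{++}=\tau\kappa$ and $w^{-1}K_{--}-wK_{++}=-\tau^*\kappa$. The general case follows from \eqref{eq:Krec} and Lemma~\ref{lem:R}(a).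

\emph{(K2).} $K_{\mathbf1}(w^{-1})$ is the adjugate of $K_{\mathbf1}(w)$. For $N\otimes V(c)$ the product is
\[
\check R(w,c)_{23}K_N(w^{-1})_{12}\,\check R(c,w^{-1})_{23}\check R(w^{-1},c)_{23}\,K_N(w)_{12}\check R(c,w)_{23};
\]
the middle is scalar by Lemma~\ref{lem:R}(b), then use induction, then Lemma~\ref{lem:R}(b) again.

\emph{(K3), base.} Write $p,r$ for the diagonal entries $\tau^*+w^{-1}\tau,\ \tau^*+w\tau$ of $K_{\mathbf1}(w)$, and $p',\kappa',r'$ for the quantities with $w'$ in place of $w$. Displaying only the two factors $\mathbb C^2$ and letting $K$ act in the first of them, we have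
\[
K_{\mathbf1}(w)\mathfrak s=-q\kappa(++)-\kappa(--)+p(+-)-qr(-+).
\]
In $\check R(w^{-1},w')$ we have $\alpha=q^3w-q^{-1}w^{-1}=q\kappa'$. After $\check R$ the coefficients of $++,--,+-,-+$ are
\[
-q\kappa\alpha,\quad-\kappa\alpha,\quad X=\sigma w'p-q(w'-w^{-1})r,\quad Z=(w'-w^{-1})p-q\sigma w^{-1}r .
\]
In $Z$ the coefficient of $\tau^*$ is $q^2w-w^{-1}-(q^2-1)w^{-1}=q^2\kappa$, and that of $\tau$ is $(q^2w-w^{-1})w^{-1}-(q^2-1)=w^{-1}\kappa$. Since $p'=\tau^*+q^{-2}w^{-1}\tau$, we get $Z=q^2\kappa p'$. In $X$ the coefficient of $\tau^*$ is $\sigma q^2w-q^3w+qw^{-1}=-q\kappa$, and that of $\tau$ is $\sigma q^2-q(q^2w-w^{-1})w=q^3-q^3w^2=-q^3w\kappa$. Since $r'=\tau^*+q^2w\tau$, we get $X=-q\kappa r'$. Now apply $K_{\mathbf1}(w')$. The coefficients are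
\begin{align*}
++:&\ -q\kappa\alpha p'+\kappa'Z=0,& --:&\ -\kappa\alpha r'-\kappa'X=0,\\
+-:&\ p'X-\kappa\alpha\kappa'=-q\kappa(p'r'+\kappa'^2),& -+:&\ r'Z+q\kappa\alpha\kappa'=q^2\kappa(p'r'+\kappa'^2).
\end{align*}
The result is a multiple of $\mathfrak s$.

\emph{(K3), step.} The operator for $N\otimes V(c)$ is
\[
\check R(w'^{-1},c)_{23}K_N(w')_{12}\;\check R(c,w')_{23}\check R(w^{-1},w')_{34}\check R(w^{-1},c)_{23}\;K_N(w)_{12}\check R(c,w)_{23}.
\]
By Lemma~\ref{lem:R}(c) for the parameters $(w^{-1},c,w')$ the middle triple product equals $\check R(w^{-1},c)_{34}\check R(w^{-1},w')_{23}\check R(c,w')_{34}$. Commuting operators on disjoint slots we get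
\[
\check R(w'^{-1},c)_{23}\check R(w^{-1},c)_{34}\,\big[K_N(w')_{12}\check R(w^{-1},w')_{23}K_N(w)_{12}\big]\,\check R(c,w')_{34}\check R(c,w)_{23}.
\]
Apply this to $\nu\otimes v\otimes\mathfrak s$. The two factors on the right give a multiple of $\nu\otimes\mathfrak s\otimes v$, by the first formula of Lemma~\ref{lem:R}(f) with $y=w$, $y'=w'$. By induction the bracket returns a multiple of this vector, where now $\mathfrak s\in V(w'^{-1})\otimes V(w^{-1})$ and $w^{-1}=q^2w'^{-1}$. The second formula of Lemma~\ref{lem:R}(f) with $y=w'^{-1}$, $y'=w^{-1}$ finishes the step.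

\emph{(K4).} True for $\mathbf1$, with $\rho=1$. Assume it for $N$ and let $K^{(0)}$ be the coefficient of $w^{n+1}$ in $K_N$. The coefficient of $w^{n+2}$ in \eqref{k6} gives $K^{(0)}_{++}=0$; then the coefficients of $w^{n+1}$ in \eqref{k1} and \eqref{k2} give $K_{-+}^{(0)}=-\rho$ and $K_{--}^{(0)}=\rho A$. Since $\check R(c,w)=w\mathsf t-c\mathsf t^{-1}$ and $\check R(w^{-1},c)=c\,\mathsf t-w^{-1}\mathsf t^{-1}$, the operator $K_{N\otimes V(c)}$ has no powers above $w^{n+2}$, and the coefficient there is $c\,\mathsf t_{23}K^{(0)}_{12}\mathsf t_{23}$. We need the part of this that takes last slot $e_-$ to last slot $e_+$. Displaying slots $2,3$, the three factors act as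
\begin{align*}
\nu(+-)&\mapsto\sigma\nu(+-)+\nu(-+)\mapsto\rho[-\sigma\nu(--)+\nu(++)+A\nu(-+)]\\
&\mapsto\rho[-q\sigma\nu(--)+q\nu(++)+A\nu(+-)],\\
\nu(--)&\mapsto q\nu(--)\mapsto q\rho[\nu(+-)+A\nu(--)]\mapsto q\rho[\sigma\nu(+-)+\nu(-+)+qA\nu(--)].
\end{align*}
The parts with last slot $e_+$ are $q\rho\,\nu\otimes e_+$ and $q\rho\,\nu\otimes e_-$. So the entry is the nonzero scalar $qc\rho$.

\emph{(K5).} For $\mathbf1$ put $f=a^{*-1}(w+aa^*)(w+a^*/a)=a^{*-1}(w^2+a^*\tau w+a^{*2})$. The components of $K_{\mathbf1}(w)p_0(w)$, $p_0(w)=we_+-a^*e_-$, are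
\[
(\tau^*+w^{-1}\tau)w-\kappa a^*=a^{*-1}w+\tau+a^*w^{-1}=w^{-1}f,\quad -\kappa w-(\tau^*+w\tau)a^*=-(w^2+a^*\tau w+a^{*2})=-a^*f .
\]
Step: by Lemma~\ref{lem:R}(e), $\check R(c,w)$ maps $p_n(c)\otimes p_{n+1}(w)$ to $(qw-q^{-1}c)\,p_n(w)\otimes p_{n+1}(c)$; then $K_N(w)$ maps $u_0\otimes p_n(w)$ to $f_N(w)u_0\otimes p_n(w^{-1})$; and $\check R(w^{-1},c)$ maps $p_n(w^{-1})\otimes p_{n+1}(c)$ to $(qc-q^{-1}w^{-1})\,p_n(c)\otimes p_{n+1}(w^{-1})$.

\emph{(K6).} Write $K_N=\sum_{m\ge0}K^{(m)}w^{n+1-m}$. The entries of $K^{(0)}$ are $0,\rho,-\rho,\rho A$ by the proof of (K4). Let $m\ge1$ and suppose all entries of $K^{(l)}$, $l<m$, lie in $\mathfrak B_N$ (terms with negative upper index are $0$). The coefficient of $w^{n+2-m}$ in \eqref{k6} gives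
\[
K_{++}^{(m)}=K_{--}^{(m-2)}-\sigma^{-1}\big(q^{-1}K_{+-}^{(m-1)}A^*-qA^*K_{+-}^{(m-1)}\big)\in\mathfrak B_N .
\]
By \eqref{k1}, $\Sigma^{(m)}=K_{+-}^{(m)}+K_{-+}^{(m)}\in\mathfrak B_N$. Next, following the base computation of (K3) with operator entries, the $+-$ component of (K3) reads
\[
K_{++}(w')X+\alpha K_{+-}(w')K_{-+}(w)=\Delta_N(w),
\]
with $X=\sigma q^2wK_{++}(w)-q(q^2w-w^{-1})K_{--}(w)$ and $\alpha=q^3w-q^{-1}w^{-1}$. Take the coefficient of $w^{2n+3-m}$. In $X$ the coefficient of $w^{n+2-j}$ involves only $K_{++}^{(j)},K_{--}^{(j)},K_{--}^{(j-2)}$ and is paired with $K_{++}^{(m-j)}$. As $K_{++}^{(0)}=0$, only $j\le m-1$ occurs, so the first product contributes an element of $\mathfrak B_N$. The second contributes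
\[
q^{2n+5}\rho K_{-+}^{(m)}-q^{2n+5-2m}\rho K_{+-}^{(m)}
\]
plus a linear combination of products of entries of $K^{(l)}$ with $l<m$. Substituting $K_{-+}^{(m)}=\Sigma^{(m)}-K_{+-}^{(m)}$, the coefficient of $K_{+-}^{(m)}$ becomes $-\rho q^{2n+5}(1+q^{-2m})$, which is nonzero because $q$ is not a root of unity. Hence $K_{+-}^{(m)},K_{-+}^{(m)}\in\mathfrak B_N$, and $K_{--}^{(m)}\in\mathfrak B_N$ by \eqref{k2}.
\end{proof}

\section{Strings}\label{sec:strings}

When $c_1=q^2c_2$, the operator $\check R(c_1,c_2)$ has a kernel, and $\mathbf1\otimes\ker\check R(c_1,c_2)$ is a proper subpair of $\mathbb W(c_1,c_2)$. So parameters in geometric progression must be taken together.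

\subsection{Evaluation modules}
A \emph{string} of length $\ell\ge1$ and center $\gamma$ is a set $S=\{\gamma q^{\ell-1},\gamma q^{\ell-3},\dots,\gamma q^{1-\ell}\}$, listed as $c_j=\gamma q^{\ell+1-2j}$, $1\le j\le\ell$, so that $c_j=q^2c_{j+1}$. We call this the decreasing order, and put $\mathrm{top}\,S=c_1$, $\mathrm{bot}\,S=c_\ell$. The set $S^{-1}=\{c^{-1}:c\in S\}$ is a string with center $\gamma^{-1}$. Let
\[
V(S)=\bigcap_{i=1}^{\ell-1}\ker\check R(c_i,c_{i+1})_{i,i+1}\subseteq V(c_1)\otimes\cdots\otimes V(c_\ell).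
\]
By Lemma~\ref{lem:R}(a) this is a ladder submodule. By Lemma~\ref{lem:R}(d), a vector lies in $V(S)$ iff for any two words in $\pm$ that differ only by $+-$, respectively $-+$, in two adjacent positions, the coefficient of the second is $q^{-1}$ times that of the first. For a word $\omega$ let $\mathrm{inv}(\omega)$ be the number of pairs of positions with $-$ to the left of $+$. Replacing an adjacent $+-$ by $-+$ raises $\mathrm{inv}$ by $1$, and words with the same number of minuses are connected by such moves and their inverses. So $V(S)$ has the basis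
\[
v_j=\sum_{\omega\text{ with }j\text{ minuses}}q^{-\mathrm{inv}(\omega)}\,\omega\qquad(0\le j\le\ell).
\]

\begin{lemma}\label{lem:VS}
With $v_{-1}=v_{\ell+1}=0$, on $V(S)$ we have
\begin{equation}\label{eq:VS}
kv_j=q^{\ell-2j}v_j,\quad Ev_j=q^{2j-\ell-1}[\ell-j+1]v_{j-1},\quad Fv_j=[j+1]v_{j+1},\quad H=\gamma q\,Ek,\quad G=\gamma^{-1}q^{-1}Fk .
\end{equation}
(When the target index is $-1$ or $\ell+1$, the image is $0$.)
\end{lemma}
\begin{proof}
The formula for $k$ is clear. By (L1), $Ev_j$ and $Hv_j$ are multiples of $v_{j-1}$, and $Fv_j$, $Gv_j$ of $v_{j+1}$. The multiples are the coefficients of the sorted words $+\cdots+-\cdots-$, for which $\mathrm{inv}=0$.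

\emph{$E,H$.} Put $p=\ell-j+1$. The words of $v_j$ that contribute to $+^p-^{j-1}$ are $+^{i-1}-+^{p-i}-^{j-1}$, $1\le i\le p$, with $\mathrm{inv}=p-i$; to the right of position $i$, $k$ acts as $q^{(p-i)-(j-1)}$. For $E$ we get $\sum_{i=1}^pq^{-(p-i)}q^{-(p-i)+(j-1)}=q^{j-p}[p]=q^{2j-\ell-1}[p]$. For $H$ we get
\[
\sum_{i=1}^pq^{-(p-i)}c_iq^{(p-i)-(j-1)}=q^{1-j}\sum_{i=1}^pc_i=q^{1-j}\gamma q^{\ell-p}[p]=\gamma[p],
\]
which equals the multiple $\gamma q\cdot q^{\ell-2j}\cdot q^{2j-\ell-1}[p]$ for $\gamma qEk$.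

\emph{$F,G$.} The words that contribute to $+^{\ell-j-1}-^{j+1}$ are $+^{\ell-j-1}-^{t-1}+-^{j+1-t}$, $1\le t\le j+1$, with $\mathrm{inv}=t-1$; to the right of the active position $\ell-j-1+t$, $k$ acts as $q^{-(j+1-t)}$. For $F$ we get $\sum_tq^{-(t-1)+(j+1-t)}=\sum_{t=1}^{j+1}q^{j+2-2t}=[j+1]$. For $G$ we get
\[
\sum_tq^{-(t-1)}c^{-1}_{\ell-j-1+t}q^{-(j+1-t)}=q^{-j}\gamma^{-1}\sum_{t=1}^{j+1}q^{\ell-2j-3+2t}=\gamma^{-1}q^{\ell-2j-1}[j+1],
\]
the multiple for $\gamma^{-1}q^{-1}Fk$.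
\end{proof}

If $\ell\ge2$, $c=\mathrm{bot}\,S$ and $S^-=S\setminus\{c\}$, then $V(S)\subseteq V(S^-)\otimes V(c)$ by definition.

For strings $S_1,\dots,S_r$ of lengths $\ell_1,\dots,\ell_r$ with $n=\sum\ell_i\le d$ put
\[
M(S_1,\dots,S_r)=\mathbf1\otimes V(S_1)\otimes\cdots\otimes V(S_r),
\]
a subpair of $\mathbb W=\mathbb W(\text{concatenated decreasing lists})$. It contains $u_0$: inside a string $\alpha(c_i,c_{i+1})=qc_{i+1}-q^{-1}c_i=0$, so $\check R(c_i,c_{i+1})(p_m(c_i)\otimes p_{m+1}(c_{i+1}))=0$ by Lemma~\ref{lem:R}(e).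

\subsection{Duals}
For a pair $M$ let $M^\dagger$ be the dual space with the transposes of $A,A^*$. The pair $M$ is simple iff $M^\dagger$ is.

\begin{lemma}\label{lem:dual}
$M(S_1,\dots,S_r)^\dagger\cong M(S_1^{-1},\dots,S_r^{-1})$.
\end{lemma}
\begin{proof}
As $\mathbf1^\dagger=\mathbf1$, it suffices to show $(N\otimes V(S))^\dagger\cong N^\dagger\otimes V(S^{-1})$. Since $k$ is diagonal in the basis $v_j$, the transposes are $A^T\otimes k^{-1}+\sigma1\otimes(E^T-F^T)$ and $A^{*T}\otimes k+\sigma1\otimes(H^T-G^T)$. Conjugation by $1\otimes\mathrm{diag}((-1)^j)$ changes the signs of $E^T,F^T,H^T,G^T$. It thus turns $E^T-F^T$ into $\tilde E-\tilde F$ and $H^T-G^T$ into $\tilde H-\tilde G$, where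
\[
\tilde E=F^T,\quad\tilde F=E^T,\quad\tilde H=G^T=\gamma^{-1}q^{-1}k\tilde E=\gamma^{-1}q\tilde Ek,\quad\tilde G=H^T=\gamma qk\tilde F=\gamma q^{-1}\tilde Fk .
\]
(We used \eqref{eq:VS}, $k\tilde E=q^2\tilde Ek$ and $k\tilde F=q^{-2}\tilde Fk$.) Rescale the dual basis $v_j^*$ to $f_j=y_jv_j^*$ with $y_j/y_{j-1}=q^{2j-\ell-1}[\ell-j+1]/[j]$. Then $\tilde Ff_j=y_jq^{2j+1-\ell}[\ell-j]v^*_{j+1}=[j+1]f_{j+1}$ and $\tilde Ef_j=y_j[j]v^*_{j-1}=q^{2j-\ell-1}[\ell-j+1]f_{j-1}$. So $k,\tilde E,\tilde F,\tilde H,\tilde G$ act as in \eqref{eq:VS} with center $\gamma^{-1}$; this is $V(S^{-1})$.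
\end{proof}

\subsection{The reduced operator $\tilde K_N(w)$}
On $M(S_1,\dots,S_r)$ the operator $K_{\mathbb W}(w)$ vanishes at certain values of $w$ for trivial reasons. We divide by the corresponding factors.

Let $N_1=M(S_1,\dots,S_{r-1})$ and $S=S_r=\{c_1,\dots,c_\ell\}$. By \eqref{eq:Krec}, adjoining $V(c_1),\dots,V(c_\ell)$ replaces $K(w)$ by $\Lambda'(w)K(w)\Lambda(w)$ with
\[
\Lambda(w)=\check R(c_1,w)_{12}\cdots\check R(c_\ell,w)_{\ell,\ell+1},\qquad\Lambda'(w)=\check R(w^{-1},c_\ell)_{\ell,\ell+1}\cdots\check R(w^{-1},c_1)_{12},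
\]
where slots $1,\dots,\ell+1$ are the new ladder factors and $\mathbb C^2$.

\emph{$\Lambda(w)$ maps $V(S)\otimes V(w)$ into $V(w)\otimes V(S)$, and $\Lambda'(w)$ maps $V(w^{-1})\otimes V(S)$ into $V(S)\otimes V(w^{-1})$.} By Lemma~\ref{lem:R}(c),
\[
\check R(c_i,c_{i+1})_{i+1,i+2}\,\check R(c_i,w)_{i,i+1}\check R(c_{i+1},w)_{i+1,i+2}=\check R(c_{i+1},w)_{i,i+1}\check R(c_i,w)_{i+1,i+2}\,\check R(c_i,c_{i+1})_{i,i+1}.
\]
The factors of $\Lambda(w)$ applied afterwards (index $<i$) commute with $\check R(c_i,c_{i+1})_{i+1,i+2}$, and those applied before (index $>i+1$) commute with $\check R(c_i,c_{i+1})_{i,i+1}$. So $\check R(c_i,c_{i+1})_{i+1,i+2}\Lambda(w)$ is an operator times $\check R(c_i,c_{i+1})_{i,i+1}$, and the first claim follows. For $\Lambda'$ use in the same way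
\[
\check R(c_i,c_{i+1})_{i,i+1}\check R(w^{-1},c_{i+1})_{i+1,i+2}\check R(w^{-1},c_i)_{i,i+1}=\check R(w^{-1},c_i)_{i+1,i+2}\check R(w^{-1},c_{i+1})_{i,i+1}\check R(c_i,c_{i+1})_{i+1,i+2}.
\]

\emph{$\Lambda(w)$ vanishes on $V(S)\otimes V(w)$ at $w=c_j$, $2\le j\le\ell$.} The factors with index $>j$ are applied first and do not touch slots $j-1,j$; the factor $\check R(c_j,c_j)$ is scalar; then $\check R(c_{j-1},c_j)_{j-1,j}$ kills the vector.

\emph{$\Lambda'(w)$ vanishes on $V(w^{-1})\otimes V(S)$ at $w^{-1}=c_j$, $1\le j\le\ell-1$.} The factors with index $<j$ do not touch slots $j+1,j+2$, which carry $V(c_j),V(c_{j+1})$; the $j$-th is scalar; the next, $\check R(c_j,c_{j+1})_{j+1,j+2}$, kills the vector.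

So, on these subspaces,
\[
\tilde\Lambda(w)=\Lambda(w)\Big/\prod_{j=2}^{\ell}(w-c_j),\qquad\tilde\Lambda'(w)=\Lambda'(w)\Big/\prod_{j=1}^{\ell-1}(w^{-1}-c_j)
\]
are Laurent polynomial in $w$. Put $\tilde K_{\mathbf1}=K_{\mathbf1}$ and $\tilde K_{N_1\otimes V(S)}=\tilde\Lambda'\tilde K_{N_1}\tilde\Lambda$. Thus for $N=M(S_1,\dots,S_r)\subseteq\mathbb W$ the space $N\otimes\mathbb C^2$ is preserved by $K_{\mathbb W}(w)$, and there $\tilde K_N=K_{\mathbb W}/h_N$ with a scalar Laurent polynomial $h_N\neq0$.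

\begin{lemma}\label{lem:Kred}
Let $N=M(S_1,\dots,S_r)$ and $n=\sum\ell_i$.
\begin{itemize}
\item[(a)] $\tilde K_N(w):N\otimes V(w)\to N\otimes V(w^{-1})$ is a pair homomorphism for all $w\in\mathbb C^*$, and $\tilde K_N(w)(u_0\otimes p_n(w))=\tilde f_N(w)\,u_0\otimes p_n(w^{-1})$ with
\[
\tilde f_N(w)=\pm a^{*-1}(w+aa^*)(w+a^*a^{-1})\prod_{i=1}^r(w-q^{-2}\,\mathrm{bot}\,S_i)(w^{-1}-q^2\,\mathrm{top}\,S_i).
\]
\item[(b)] $\tilde K_N(w^{-1})\tilde K_N(w)=\tilde f_N(w)\tilde f_N(w^{-1})$.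
\item[(c)] $\tilde K_N(\varepsilon)=\tilde f_N(\varepsilon)$ for $\varepsilon=\pm1$.
\item[(d)] If $Y\subseteq N\otimes V(c)$ is a subpair, then for all $w$ the operator $\mathcal T(w)=\check R(w^{-1},c)_{23}\tilde K_N(w)_{12}\check R(c,w)_{23}$ preserves $Y\otimes\mathbb C^2$.
\end{itemize}
\end{lemma}
\begin{proof}
(a) This follows from (K1) and (K5), by continuity at the zeros of $h_N$. For the formula, a string $\{c_1,\dots,c_\ell\}$ in decreasing order contributes
\[
\prod_{i=1}^\ell(qw-q^{-1}c_i)=q^\ell(w-q^{-2}c_\ell)\prod_{j=2}^\ell(w-c_j),\qquad\prod_{i=1}^\ell(qc_i-q^{-1}w^{-1})=(-q^{-1})^\ell(w^{-1}-q^2c_1)\prod_{j=1}^{\ell-1}(w^{-1}-c_j).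
\]
(b) The product is scalar by (K2) and continuity; evaluate on $u_0\otimes p_n(w)$.

(c) $K_{\mathbf1}(\varepsilon)=\tau^*+\varepsilon\tau$ is scalar. By Lemma~\ref{lem:R}(b), $\Lambda'(w)\Lambda(w^{-1})$ is scalar, hence so is $\tilde\Lambda'(w)\tilde\Lambda(w^{-1})$. At $w=\varepsilon=\varepsilon^{-1}$ we see that $\tilde\Lambda'(\varepsilon)\tilde\Lambda(\varepsilon)$ is scalar. By induction $\tilde K_N(\varepsilon)=\tilde\Lambda'(\varepsilon)\tilde K_{N_1}(\varepsilon)\tilde\Lambda(\varepsilon)$ is scalar; evaluate on $u_0\otimes p_n(\varepsilon)$.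

(d) On $N\otimes V(c)\otimes\mathbb C^2$ we have $\mathcal T(w)=K_{\mathbb W\otimes V(c)}(w)/h_N(w)$. Use (K6) for $\mathbb W\otimes V(c)$, and continuity.
\end{proof}

\section{Irreducibility}\label{sec:simple}

\subsection{Subpairs of $N\otimes V(c)$}
Let $N$ be simple and $Y\subseteq N\otimes V(c)$ a nonzero subpair. Lemma~\ref{lem:Kred}(d) gives a family of operators on $Y\otimes\mathbb C^2$. At $w=c^{-1}$ the left factor $\check R(w^{-1},c)$ becomes the scalar $\sigma c$, and reading off components of what remains shows that $Y$ contains the whole image of $\tilde K_N(c^{-1})$. This works unless $c=\pm1$, where the right factor also becomes scalar and no information is left, or $c^2=q^4$, where a determinant vanishes. For $c=\pm1$ we use the first derivative at $w=c$ instead; $c^2=q^4$ is handled in the proof of Theorem~\ref{thm:C}.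

\begin{lemma}\label{lem:sub}
Let $N=M(S_1,\dots,S_r)$ be simple with $\sum\ell_i<d$, and $0\neq Y\subseteq N\otimes V(c)$ a subpair.
\begin{itemize}
\item[(i)] If $c^2\notin\{1,q^4\}$, then $Y\supseteq\mathrm{Im}\,\tilde K_N(c^{-1})$. If moreover $\tilde f_N(c^{-1})\ne0$, then $u_0\in Y$.
\item[(ii)] If $c=\varepsilon$ and $\tilde f_N(\varepsilon)\ne0$, then $Y=N\otimes V(\varepsilon)$.
\item[(iii)] If $c=\varepsilon$ and $\tilde f_N$ has a simple zero at $\varepsilon$, then $Y=N\otimes V(\varepsilon)$ or $Y$ is simple.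
\end{itemize}
\end{lemma}
\begin{proof}
For a nonzero subpair $Y$ let $N_Y\subseteq N$ be the span of all $\nu_+,\nu_-$ with $v=\nu_+\otimes e_++\nu_-\otimes e_-\in Y$. From
\begin{align*}
Av&=(q^{-1}A\nu_++\sigma\nu_-)\otimes e_++(qA\nu_--\sigma\nu_+)\otimes e_-,\\
A^*v&=(qA^*\nu_++\sigma c\nu_-)\otimes e_++(q^{-1}A^*\nu_--\sigma c^{-1}\nu_+)\otimes e_-
\end{align*}
we see that $N_Y$ is a nonzero subpair of $N$, so $N_Y=N$.

(i) Put $w=c'=c^{-1}$. As $\check R(w^{-1},c)=\check R(c,c)=\sigma c$, Lemma~\ref{lem:Kred}(d) says that $\tilde K_N(c')_{12}\check R(c,c')_{23}$ maps $Y\otimes\mathbb C^2$ into itself. Apply it to $v\otimes e_\pm$, $v\in Y$, use \eqref{eq:Rentries}, and read off components in the last slot. With $\alpha=qc'-q^{-1}c$, we find that $Y$ contains the images under $\tilde K_N(c')$ of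
\[
(c'-c)\nu_-\otimes e_+,\quad(c'-c)\nu_+\otimes e_-,\quad\alpha\nu_+\otimes e_++\sigma c\,\nu_-\otimes e_-,\quad\sigma c'\nu_+\otimes e_++\alpha\nu_-\otimes e_- .
\]
Since $c'\neq c$ and $\alpha^2-\sigma^2cc'=(c'-c)(q^2c'-q^{-2}c)\ne0$ (as $c^2\neq1,q^4$), $Y$ contains $\tilde K_N(c')(\nu_\pm\otimes\mathbb C^2)$. As $N_Y=N$, $Y\supseteq\tilde K_N(c')(N\otimes\mathbb C^2)$, and this contains $\tilde f_N(c')\,u_0\otimes p_n(c)$, where $n=\sum\ell_i$; by Corollary~\ref{cor:spec}(ii), $u_0\otimes p_n(c)$ is the vector $u_0$ of $N\otimes V(c)$.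

(ii), (iii) Let $e=0$ in (ii) and $e=1$ in (iii). By Lemma~\ref{lem:Kred}(c), $\tilde K_N(w)=(w-\varepsilon)^eJ(w)$ with $J(w)$ Laurent polynomial. Put $J=J(\varepsilon)$, a pair endomorphism of $N\otimes V(\varepsilon)$. Dividing Lemma~\ref{lem:Kred}(b) by $(w-\varepsilon)^e(w^{-1}-\varepsilon)^e$ and putting $w=\varepsilon$ we get $J^2=\varphi^2$, where $\varphi\ne0$ is the value of $\tilde f_N(w)/(w-\varepsilon)^e$ at $\varepsilon$; in (ii) $J=\varphi$.

\emph{Operators preserving $Y$.} By continuity $\mathcal T(w)/(w-\varepsilon)^e$ preserves $Y\otimes\mathbb C^2$ for all $w$, hence so does its derivative in $w$. Its value at $w=\varepsilon$ is $\sigma^2J_{12}$. Since $\frac{d}{dw}\check R(\varepsilon,w)=\mathsf t$ and $\frac{d}{dw}\check R(w^{-1},\varepsilon)=w^{-2}\mathsf t^{-1}$, its derivative at $\varepsilon$ is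
\begin{equation}\label{eq:deriv}
\sigma\varepsilon\big(\mathsf t_{23}^{-1}J_{12}+J_{12}\mathsf t_{23}\big)+\sigma^2J'(\varepsilon)_{12}.
\end{equation}
With the last slot written second,
\begin{align*}
\mathsf t&=q\,e_{++}\otimes e_{++}+e_{+-}\otimes e_{-+}+e_{-+}\otimes e_{+-}+(\sigma e_{++}+q\,e_{--})\otimes e_{--},\\
\mathsf t^{-1}=\mathsf t-\sigma&=(q^{-1}e_{++}-\sigma e_{--})\otimes e_{++}+e_{+-}\otimes e_{-+}+e_{-+}\otimes e_{+-}+q^{-1}e_{--}\otimes e_{--}.
\end{align*}
Each last-slot entry of \eqref{eq:deriv} preserves $Y$. The entries at $e_{-+}$ and $e_{+-}$ show that $Y$ is preserved by $CJ+JC$ for $C=1\otimes e_{+-}$ and $C=1\otimes e_{-+}$. In the difference of the entries at $e_{++}$ and $e_{--}$ the unknown $J'(\varepsilon)$ cancels, and we get $\sigma\varepsilon$ times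
\[
\big(1\otimes(q^{-1}e_{++}-(\sigma+q^{-1})e_{--})\big)J+J\big(1\otimes((q-\sigma)e_{++}-q\,e_{--})\big)=CJ+JC,\qquad C=1\otimes(q^{-1}e_{++}-q\,e_{--}).
\]
For $C=1$ the operator $CJ+JC=2J$ preserves $Y$, by the value at $\varepsilon$. Since $q^{-1}\ne-q$, these four $C$ span $1\otimes\mathrm{Mat}_2(\mathbb C)$. So $Y$ is preserved by $CJ+JC$ for all $C\in1\otimes\mathrm{Mat}_2(\mathbb C)$.

\emph{Simple subpairs.} Let $Y$ be simple. By Schur's lemma $J|_Y=\lambda\in\{\varphi,-\varphi\}$, so $(J+\lambda)Cv=(CJ+JC)v\in Y$ for all $v\in Y$ and all $C$. The vectors $Cv$ span $N_Y\otimes\mathbb C^2=N\otimes\mathbb C^2$. Hence $Y\supseteq(J+\lambda)(N\otimes\mathbb C^2)=\ker(J-\lambda)\supseteq Y$, using $J^2=\lambda^2$, $\lambda\ne0$. So every simple subpair is an eigenspace $\ker(J-\lambda)$, $\lambda=\pm\varphi$.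

In (ii), $J=\varphi$, so every simple subpair is $N\otimes V(\varepsilon)$; since every nonzero subpair contains a simple one, the claim follows. In (iii) let $Y$ be nonzero and proper. It contains a simple subpair $\ker(J-\lambda)$. Since $Y$ is proper, $\ker(J+\lambda)\neq0$; this subpair contains a simple subpair, which must be $\ker(J+\lambda)$ itself. So $N\otimes V(\varepsilon)=\ker(J-\lambda)\oplus\ker(J+\lambda)$ with simple summands, $Y=\ker(J-\lambda)\oplus(Y\cap\ker(J+\lambda))$, and $Y=\ker(J-\lambda)$ because $Y$ is proper.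
\end{proof}

\subsection{The irreducibility theorem}
Two strings are \emph{in general position} if their union is not a string or one contains the other. A tuple $(S_1,\dots,S_r)$ is \emph{strongly in general position} if for all $i\neq j$ the strings $S_i,S_j$ and the strings $S_i,S_j^{-1}$ are in general position. This is unchanged if some $S_i$ are replaced by $S_i^{-1}$.

\begin{theorem}\label{thm:C}
Let $(S_1,\dots,S_r)$ be strongly in general position, $\ell_1\ge\cdots\ge\ell_r$, $\sum\ell_i\le d$, and assume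
\begin{equation}\tag{B}\label{B}
\text{no element of any }S_i\text{ lies in }\{-(aa^*)^{\pm1},\,-(a/a^*)^{\pm1}\}.
\end{equation}
Then $M=M(S_1,\dots,S_r)$ is a simple pair.
\end{theorem}

\begin{remark}
Without the hypotheses the conclusion can fail. For $r=\ell_1=1$ condition \eqref{B} is necessary by Section~\ref{sec:d1}. If $d\ge2$, then $M(\{q^2c\},\{c\})=\mathbb W(q^2c,c)$ contains the three-dimensional subpair $M(\{q^2c,c\})$, and $\mathbb W(c,q^2c)$ contains the line $\mathbf1\otimes\mathfrak s$ of Lemma~\ref{lem:R}(f), on which $A=\tau$ and $A^*=\tau^*$. The inverses matter too: if $c_1^{-1}=q^2c$ and $K_{\mathbf1}(c_1)$ is invertible, then $\mathbb W(c_1,c)\cong\mathbb W(q^2c,c)$ is not simple.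
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Induction on $\sum\ell_i$; for $r=0$ we have $M=\mathbf1$. The hypotheses are unchanged if some $S_i$ are replaced by their inverses. Let $S=S_r=\{c_1,\dots,c_\ell\}$ be the last string, in decreasing order, and $N_1=M(S_1,\dots,S_{r-1})$, which is simple by induction.

\emph{A nonvanishing statement.} If $i<r$ and $x\in S\cup S^{-1}$, then $x\ne q^2\,\mathrm{top}(S_i^{\pm1})$. Otherwise, after replacing $S_i$ and/or $S$ by inverses, $x\in S$ and $x=q^2\,\mathrm{top}\,S_i$. Then $S\cup S_i$ is the union of the strings $S$ and $S_i\cup\{x\}$, which share $x$; hence it is a string. By general position $S\subseteq S_i$ or $S_i\subseteq S$. The first is impossible as $x\notin S_i$; the second forces $S_i=S\ni x$ because $\ell_i\ge\ell$, again impossible. Now by Lemma~\ref{lem:Kred}(a), $\tilde f_{N_1}(x)=0$ iff $x\in\{-aa^*,-a^*/a\}$ or, for some $i<r$, $x^{-1}=q^2\,\mathrm{top}(S_i^{-1})$ or $x^{-1}=q^2\,\mathrm{top}\,S_i$.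 With \eqref{B} we conclude:
\begin{equation}\label{eq:nonvan}
\tilde f_{N_1}(x)\ne0\qquad\text{for all }x\in S\cup S^{-1}.
\end{equation}

\textbf{Case $\ell=1$}, $S=\{c\}$. If $c=\varepsilon$, use Lemma~\ref{lem:sub}(ii). If $c^2\ne1$, then $\tilde K_{N_1}(c)$ and $\tilde K_{N_1}(c^{-1})$ are isomorphisms between $N_1\otimes V(c)$ and $N_1\otimes V(c^{-1})$, by Lemma~\ref{lem:Kred}(b) and \eqref{eq:nonvan}. If moreover $c^2\neq q^4$, Lemma~\ref{lem:sub}(i) gives $Y\supseteq\mathrm{Im}\,\tilde K_{N_1}(c^{-1})=N_1\otimes V(c)$ for every nonzero subpair $Y$. If $c^2=q^4$, then $c^{-1}$ is covered by the preceding sentence, and $N_1\otimes V(c)\cong N_1\otimes V(c^{-1})$ is simple.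

\textbf{Case $\ell\ge2$.} Let $c=\mathrm{bot}\,S=c_\ell$, $S^-=S\setminus\{c\}$ and $N=M(S_1,\dots,S_{r-1},S^-)$. This tuple is strongly in general position: if $Z=S_i^{\pm1}\cup S^-$ is a string, then so is $S_i^{\pm1}\cup S=Z\cup\{c\}$, because $q^2c\in S^-\subseteq Z$, so that $c$ either lies in $Z$ or extends it at the bottom. Hence $S_i^{\pm1}$ and $S$ are nested, $S\subseteq S_i^{\pm1}$ by lengths, and $S^-\subseteq S_i^{\pm1}$. So $N$ is simple by induction, and $M\subseteq N\otimes V(c)$. In $\tilde f_N(c^{-1})$ the factors from $S_1,\dots,S_{r-1}$ and from $a,a^*$ are nonzero by \eqref{eq:nonvan}. As for $S^-$: $c^{-1}=q^{-2}\,\mathrm{bot}\,S^-=c$ iff $c=\pm1$, and $c=q^2\,\mathrm{top}\,S^-=q^{2\ell}c$ is impossible. We draw two conclusions.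

(a) \emph{If $c^2\notin\{1,q^4\}$, every nonzero subpair of $M$ contains $u_0$}, by Lemma~\ref{lem:sub}(i).

(b) \emph{If $c=\varepsilon$, then $M$ is simple.} The factor $w-q^{-2}\,\mathrm{bot}\,S^-=w-\varepsilon$ gives a simple zero of $\tilde f_N$ at $\varepsilon$, the other factors do not vanish there, and $M$ is a nonzero proper subpair of $N\otimes V(\varepsilon)$ because $(\ell+1)\dim N_1<2\ell\dim N_1$. Use Lemma~\ref{lem:sub}(iii).

Both apply to every tuple with the hypotheses of the theorem and the same lengths. In particular they apply to $M^\dagger\cong M(S_1^{-1},\dots,S_r^{-1})$ (Lemma~\ref{lem:dual}), whose last string has bottom $c^\dagger=1/\mathrm{top}\,S$. Hence: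

(a$^\dagger$) \emph{If $(c^\dagger)^2\notin\{1,q^4\}$, then $M=\mathfrak B_Mu_0$.} Otherwise the annihilator of $\mathfrak B_Mu_0$ is a nonzero subpair of $M^\dagger$, so by (a) it contains the eigenfunctional of $A^{*T}$ for the eigenvalue $\theta_0^{*(n)}$, $n=\sum\ell_i$. This functional kills all other eigenspaces of $A^*$, so it does not vanish on $u_0$, a contradiction.

Now we go through the values of $c$ and $c^\dagger$. If $c=\pm1$, use (b). If $c^\dagger=\pm1$, then $M^\dagger$ is simple by (b), hence so is $M$. If $c^2,(c^\dagger)^2\notin\{1,q^4\}$, then every nonzero subpair contains $u_0$ by (a), hence contains $\mathfrak B_Mu_0$, which is $M$ by (a$^\dagger$). If $(c^\dagger)^2=q^4$, pass to $M^\dagger$, which interchanges $c$ and $c^\dagger$. So the remaining case is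
\[
c=\varepsilon q^2,\qquad c_j=\varepsilon q^{2(\ell-j+1)},\qquad c^\dagger=\varepsilon q^{-2\ell}.
\]
By (a$^\dagger$), $M=\mathfrak B_Mu_0$. We compare $M$ with $M^f=M(S_1,\dots,S_{r-1},S^{-1})$. The last string of $M^f$ has bottom $\varepsilon q^{-2\ell}$, so by (a) every nonzero subpair of $M^f$ contains $u_0$; hence $\mathfrak B_{M^f}u_0$ is simple. There is a pair isomorphism
\[
\Phi:\ N_1\otimes V(c_1)\otimes\cdots\otimes V(c_\ell)\longrightarrow N_1\otimes V(c_\ell^{-1})\otimes\cdots\otimes V(c_1^{-1}).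
\]
Namely, flip $V(c_1)$ to $V(c_1^{-1})$ by $\tilde K_{N_1}(c_1)$ and move it to the right end by $\check R(c_1^{-1},c_j)$, $j=2,\dots,\ell$; then flip $V(c_2)$ by $\tilde K_{N_1}(c_2)$ and move it to the position just left of $V(c_1^{-1})$; and so on. The flips are invertible by Lemma~\ref{lem:Kred}(b) and \eqref{eq:nonvan}. The operators $\check R(c_i^{-1},c_j)$, $i<j$, are invertible by Lemma~\ref{lem:R}(b), since $c_ic_j=q^{2(2\ell-i-j+2)}$ with $2\ell-i-j+2\ge3$. The target is ordered as the decreasing list of $S^{-1}$. Now $\Phi$ maps the $\theta_0^{*(n)}$-eigenspace of $A^*$ to the $\theta_0^{*(n)}$-eigenspace; both are one-dimensional by Corollary~\ref{cor:spec}(ii), and they lie in $M$ and $M^f$, respectively. So $M=\mathfrak B_Mu_0\cong\mathfrak B_{M^f}u_0$ is simple.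
\end{proof}

\section{Spectral data}\label{sec:spectral}

Consider a pair on which $A,A^*$ are diagonalizable with eigenvalues among $\theta_0,\dots,\theta_d$ and $\theta_0^*,\dots,\theta_d^*$, and on which the projection $E_0^*$ to the $\theta_0^*$-eigenspace has rank $1$. Its \emph{spectral data} $(\mu_j)_{0\le j\le d}$ are defined by
\[
E_0^*E_jE_0^*=\mu_jE_0^*,
\]
where $E_j$ is the projection to the $\theta_j$-eigenspace; so $\sum_j\mu_j=1$. For $\mathbb W(c_1,\dots,c_n)$ with $n\le d$ we use $\theta_j^{(n)},\theta_j^{*(n)}$ instead (Corollary~\ref{cor:spec}). We first see how the data change when a factor $V(c)$ is added. Then we encode them in a polynomial for which, up to a scalar factor, the change is multiplication by $\lambda-\xi(c)$. As \eqref{D} holds for all $n\le d$, the following lemma applies with any $n$, $1\le n\le d$, in place of $d$.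

\begin{lemma}\label{lem:spec}
Let $d\ge1$, $a_j=aq^{2j-d+1}$ and $a_0^*=a^*q^{1-d}$, and for $0\le j\le d-1$ put
\[
\kappa_j=(a_j-a_j^{-1})(a_0^{*-1}-a_0^*),\qquad\alpha_j(\lambda)=\frac{\lambda+\xi((a/a^*)q^{2j})}{\kappa_j},\qquad\beta_{j+1}(\lambda)=-\frac{\lambda+\xi(aa^*q^{2j-2(d-1)})}{\kappa_j}.
\]
Then $\kappa_j\ne0$ and $\alpha_j+\beta_{j+1}=1$.
\begin{itemize}
\item[(i)] Let $(\mu_j)$ and $(\mu^-_j)_{0\le j\le d-1}$ be the data of $\mathbb W(c_1,\dots,c_d)$ and $\mathbb W(c_1,\dots,c_{d-1})$. Then, with $\lambda=\xi(c_d)$,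
\[
\mu_j=\mu_j^-\alpha_j(\lambda)+\mu_{j-1}^-\beta_j(\lambda)\qquad(0\le j\le d),
\]
where the terms with $\mu^-_{-1}$ and $\mu^-_d$ are omitted.
\item[(ii)] For $0\le j\le d$ put $B_j=\prod_{0\le i<j}\alpha_i\prod_{j<i\le d}\beta_i$, and for $\mu=(\mu_0,\dots,\mu_d)\in\mathbb C^{d+1}$ let
\[
P_\mu(\lambda)=\sum_{j=0}^d(-1)^{d-j}\mu_jB_j(\lambda).
\]
The $B_j$ are linearly independent. If $\sum\mu_j=1$, then $P_\mu$ has degree $d$ and leading coefficient $\prod_i\kappa_i^{-1}$. Moreover $P_\mu(-\xi(a/a^*))\neq0$ iff $\mu_0\ne0$, and $P_\mu(-\xi(aa^*))\ne0$ iff $\mu_d\ne0$.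
\item[(iii)] For the data $\mu$ of $\mathbb W(c_1,\dots,c_d)$ we have $P_\mu(\lambda)=\prod_i\kappa_i^{-1}\prod_{i=1}^d(\lambda-\xi(c_i))$.
\end{itemize}
\end{lemma}
\begin{proof}
$\kappa_j\neq0$ by \eqref{D}. Since $(a/a^*)q^{2j}=a_j/a_0^*$ and $aa^*q^{2j-2(d-1)}=a_ja_0^*$, the identity $\xi(u/v)-\xi(uv)=(u-u^{-1})(v^{-1}-v)$ gives $\alpha_j+\beta_{j+1}=1$.

(i) Let $N=\mathbb W(c_1,\dots,c_{d-1})$, $c=c_d$, and let $n_0$ span the $\theta_0^{*(d-1)}$-eigenspace of $N$. Let $E_j^-$ be the projection of $N$ to the $\theta_j^{(d-1)}$-eigenspace of $A$, and let $\nu$ be the functional on $N$ with $\nu(n_0)=1$ that kills the other eigenspaces of $A^*$; thus $\nu(E_j^-n_0)=\mu_j^-$. By Lemma~\ref{lem:step}, on $E_j^-N\otimes V(c)$ the operator $A$ has the eigenvectors $(1,a_j^{-1})$ for $\theta_j$ and $(1,a_j)$ for $\theta_{j+1}$. By Corollary~\ref{cor:spec}(ii), $u_0=n_0\otimes(c,-a_0^*)$.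

Put $\varrho=(a_0^{*-1},c)$, a functional on $V(c)$. Then $\nu\otimes\varrho$ kills all eigenspaces of $A^*$ on $N\otimes V(c)$ except the one for $\theta_0^*$. Indeed, by Lemma~\ref{lem:step} these eigenspaces are spanned by vectors in $N'\otimes V(c)$, for the eigenspaces $N'$ of $A^*$ on $N$. If $n_0\notin N'$, then $\nu$ kills $N'$. On $n_0\otimes V(c)$ the eigenvector other than $u_0$ is $(c,-a_0^{*-1})$, by \eqref{eq:eigvec} with $z=a_0^{*-1}$, and $\varrho$ kills it. Hence $\mu_j$ is the quotient of $(\nu\otimes\varrho)(E_ju_0)$ by $(\nu\otimes\varrho)(u_0)=c(a_0^{*-1}-a_0^*)$.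

Write $(c,-a_0^*)=x_j(1,a_j^{-1})+y_j(1,a_j)$; then
\[
x_j=\frac{a_0^*+ca_j}{a_j-a_j^{-1}},\qquad y_j=-\frac{a_0^*+ca_j^{-1}}{a_j-a_j^{-1}},
\]
and $E_ju_0=x_j\,E_j^-n_0\otimes(1,a_j^{-1})+y_{j-1}\,E_{j-1}^-n_0\otimes(1,a_{j-1})$. Therefore the coefficient of $\mu^-_j$ in $\mu_j$ and that of $\mu_j^-$ in $\mu_{j+1}$ are
\begin{gather*}
\frac{(a_0^*+ca_j)(a_0^{*-1}+ca_j^{-1})}{c\kappa_j}=\frac{\lambda+\xi(a_j/a_0^*)}{\kappa_j}=\alpha_j(\lambda),\\
-\frac{(a_0^*+ca_j^{-1})(a_0^{*-1}+ca_j)}{c\kappa_j}=-\frac{\lambda+\xi(a_ja_0^*)}{\kappa_j}=\beta_{j+1}(\lambda).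
\end{gather*}

(ii) Let $\pi_i=-\xi((a/a^*)q^{2i})$ be the zero of $\alpha_i$. We have $\beta_{j+1}(\pi_i)=0$ iff $a^{*2}=q^{2(i+d-1-j)}$ or $a^2=q^{2(d-1-i-j)}$. For $0\le i\le j\le d-1$ both $i+d-1-j$ and $d-1-i-j$ lie in $[1-d,d-1]$, so this is excluded by \eqref{D}:
\begin{equation}\label{eq:betapi}
\beta_{j+1}(\pi_i)\ne0\qquad(0\le i\le j\le d-1).
\end{equation}
If $\sum x_jB_j=0$, evaluating at $\pi_0$ leaves $x_0\prod_{i\ge1}\beta_i(\pi_0)=0$, so $x_0=0$. Divide by $\alpha_0$ and evaluate at $\pi_1$ to get $x_1=0$, and so on; at the last step $x_d=0$. The leading coefficient of $B_j$ is $(-1)^{d-j}\prod_i\kappa_i^{-1}$, which gives that of $P_\mu$. At $\pi_0=-\xi(a/a^*)$ we have $P_\mu(\pi_0)=(-1)^d\mu_0\prod_{i\ge1}\beta_i(\pi_0)$. At the zero $-\xi(aa^*)$ of $\beta_d$ only $j=d$ survives, giving $\mu_d\prod_i\alpha_i$; and no $\alpha_i$ vanishes there, since $\beta_d(\pi_i)\ne0$ for $i\le d-1$ by \eqref{eq:betapi}.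

(iii) For $0\le j\le d-1$ put $h_j=\prod_{i\le j}\alpha_i\prod_{i>j}\beta_i$. Then $\alpha_jB_j=h_j$ for $j\le d-1$ and $\beta_jB_j=h_{j-1}$ for $j\ge1$, so inserting (i) at $\lambda=\xi(c_d)$ we get
\[
P_\mu(\xi(c_d))=\sum_{j=0}^{d-1}\big[(-1)^{d-j}+(-1)^{d-j-1}\big]\mu_j^-h_j=0 .
\]
If $c_i/c_j\ne q^{\pm2}$ for all $i\neq j$, then all orders of the factors give isomorphic pairs (Lemma~\ref{lem:R}(a),(b)), so $\mu$ is symmetric in the $c_i$ and every $\xi(c_i)$ is a root of $P_\mu$. If these are also distinct, (iii) follows from the degree and the leading coefficient. By (i), applied for all $n\le d$, the $\mu_j$ are polynomials in $\xi(c_1),\dots,\xi(c_d)$, and so are the coefficients of both sides of (iii). An identity of polynomials that holds generically holds always.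
\end{proof}

\begin{proposition}\label{prop:real}
Given $\mu_0,\dots,\mu_d$ with $\sum\mu_j=1$ and $\mu_0\mu_d\neq0$, there are strings $S_1,\dots,S_r$ as in Theorem~\ref{thm:C}, with $\sum\ell_i=d$, such that $M(S_1,\dots,S_r)$ has spectral data $(\mu_j)$.
\end{proposition}
\begin{proof}
For $d=0$ take $r=0$. Let $d\ge1$ and let $\Lambda$ be the multiset of the $d$ roots of $P_\mu$. Choose a string $S_1$ of maximal length such that the multiset $\{\xi(z):z\in S_1\}$ is contained in $\Lambda$; remove that multiset from $\Lambda$; repeat until $\Lambda$ is exhausted. Then $\ell_1\ge\ell_2\ge\cdots$ and $\sum\ell_i=d$.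

Suppose that for some $i<j$ and some sign $Z=S_i\cup S_j^{\pm1}$ is a string while $S_i,S_j^{\pm1}$ are not nested. Then $|Z|>\ell_i$, and since $\xi(z)=\xi(z^{-1})$, the multiset $\{\xi(z):z\in Z\}$ is contained in the union of those of $S_i$ and $S_j$, which was available at step $i$. This contradicts maximality. As $S_j,S_i^{-1}$ are in general position iff $S_i,S_j^{-1}$ are, $(S_1,\dots,S_r)$ is strongly in general position. Condition \eqref{B} holds because, by Lemma~\ref{lem:spec}(ii), the roots of $P_\mu$ differ from $-\xi(aa^*)$ and $-\xi(a/a^*)$.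

Finally, $M=M(S_1,\dots,S_r)\subseteq\mathbb W$ contains $u_0$, so both have the same data $\mu'$ (given by $E_0^*E_ju_0=\mu_j'u_0$). By Lemma~\ref{lem:spec}(iii), $P_{\mu'}=P_\mu$, and by the independence of the $B_j$, $\mu'=\mu$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

\subsection{The split decomposition}
\begin{lemma}\label{lem:split}
Let $A,A^*$ be a TD pair on $W$ with any standard orderings, and for $0\le i,j\le d$ put
\[
V_{ij}=(E_0^*W+\cdots+E_i^*W)\cap(E_jW+\cdots+E_dW).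
\]
Then $V_{ij}=0$ for $i<j$, and $W=\bigoplus_{i=0}^dV_{ii}$.
\end{lemma}
\begin{proof}
By tridiagonality $(A-\theta_j)V_{ij}\subseteq V_{i+1,j+1}$ for $i,j<d$ and $(A^*-\theta_i^*)V_{ij}\subseteq V_{i-1,j-1}$ for $i,j>0$, while $(A-\theta_d)V_{id}=0$ and $(A^*-\theta_0^*)V_{0j}=0$. So for $r\ge0$ the space $\sum_{i=0}^{d-r}V_{i,i+r}$ is invariant under $A$ and $A^*$. For $r\ge1$ it lies in $E_rW+\cdots+E_dW\ne W$, so it is $0$. For $r=0$ it contains $E_0^*W\ne0$, so it is $W$. The sum is direct because $V_{ii}\cap\sum_{h<i}V_{hh}\subseteq V_{i-1,i}=0$ for $i\ge1$.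
\end{proof}

\subsection{Reduction to the models}
Let $W$ be as in Theorem~\ref{thm:B}; then \eqref{D} holds. By (F2), $\dim E_0^*W=1$, so the spectral data $(\mu_j)$ are defined.

\emph{We have $\mu_0\mu_d\ne0$.} For $d=0$, $\mu_0=1$. Let $d\ge1$ and $0\ne u\in E_0^*W$. If $E_du=0$, then $u\in E_0^*W\cap(E_0W+\cdots+E_{d-1}W)$, which is $0$ by Lemma~\ref{lem:split} with the $E_i$ reversed. So $E_du\neq0$. If $E_0^*E_du=0$, then $E_du\in(E_1^*W+\cdots+E_d^*W)\cap E_dW$, which is $0$ by Lemma~\ref{lem:split} with the $E_i^*$ reversed. So $\mu_d\neq0$. Reversing the ordering of the $E_i$ we get $\mu_0\ne0$.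

Let $M$ be the pair of Proposition~\ref{prop:real} for $(\mu_j)$. By Theorem~\ref{thm:C} and Corollary~\ref{cor:spec}, $A,A^*$ act irreducibly on $M$, are diagonalizable with eigenvalues among the $\theta_i$ and the $\theta_i^*$, and satisfy the tridiagonality conditions. By Lemma~\ref{lem:interval} the indices with $E_iM\ne0$, and those with $E_i^*M\neq0$, form intervals of the same size. The first contains $0$ and $d$ because $\mu_0\mu_d\ne0$, so it is $\{0,\dots,d\}$; hence so is the second. So $M$ is a TD system with the same $\theta_i,\theta_i^*,\mu_j$ as $W$.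

For $u\in E_0^*W$ the vector $(A-\theta_{i-1})\cdots(A-\theta_0)u$ lies in $E_0^*W+\cdots+E_i^*W$, and $(A^*-\theta_1^*)\cdots(A^*-\theta_i^*)$ kills all these summands except $E_0^*W$. Hence
\[
\zeta_i=\prod_{h=1}^i(\theta_0^*-\theta_h^*)\sum_{j=0}^d\mu_j\prod_{h<i}(\theta_j-\theta_h),
\]
and the same formula holds for $M$. So the parameter arrays agree. Both systems are sharp by (F2), and (F3) gives a linear isomorphism $W\to M$ commuting with $A$ and $A^*$. It suffices to treat $M$.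

\subsection{The generators other than $x_{13},x_{31}$}
$M=\mathbf1\otimes V(S_1)\otimes\cdots\otimes V(S_r)$ is of the form $\mathbf1\otimes V$ with a ladder module $V$; define $x_{01},x_{12},x_{23},x_{30},x_{20},x_{02}$ by \eqref{eq:xij}. These are the restrictions of the corresponding operators on $\mathbb W\supseteq M$, and $A=ax_{01}+a^{-1}x_{12}$, $A^*=a^*x_{23}+a^{*-1}x_{30}$. Relations (iii) hold by Corollary~\ref{cor:spec}(iii), and $x_{20}x_{02}=x_{02}x_{20}=1$. The twelve relations (ii) concern the pairs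
\[
\begin{array}{llll}
(x_{01},x_{12}),&(x_{12},x_{23}),&(x_{23},x_{30}),&(x_{30},x_{01});\\
(x_{12},x_{20}),&(x_{20},x_{01}),&(x_{30},x_{02}),&(x_{02},x_{23});\\
(x_{01},x_{13}),&(x_{31},x_{12}),&(x_{23},x_{31}),&(x_{13},x_{30}).
\end{array}
\]
The first two rows follow from (L1)--(L4). The terms linear in $E,F,H,G$ cancel by (L1), which says
\begin{align*}
qk^{-1}E&=q^{-1}Ek^{-1},& qEk&=q^{-1}kE,& qFk^{-1}&=q^{-1}k^{-1}F,& qkF&=q^{-1}Fk,\\
qHk&=q^{-1}kH,& qk^{-1}H&=q^{-1}Hk^{-1},& qkG&=q^{-1}Gk,& qGk^{-1}&=q^{-1}k^{-1}G.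
\end{align*}
What remains in the first row is
\begin{align*}
qx_{01}x_{12}-q^{-1}x_{12}x_{01}&=\sigma k^{-2}-\sigma^2(qFE-q^{-1}EF)=\sigma&&\text{by (L2)},\\
qx_{23}x_{30}-q^{-1}x_{30}x_{23}&=\sigma k^{2}-\sigma^2(qHG-q^{-1}GH)=\sigma&&\text{by (L3)},\\
qx_{12}x_{23}-q^{-1}x_{23}x_{12}&=\sigma+aa^{*-1}\sigma^2(qEH-q^{-1}HE)=\sigma&&\text{by (L4)},\\
qx_{30}x_{01}-q^{-1}x_{01}x_{30}&=\sigma+a^*a^{-1}\sigma^2(qGF-q^{-1}FG)=\sigma&&\text{by (L4)}.
\end{align*}
In the second row the only nonconstant terms are multiples of $qEk-q^{-1}kE$, $qkF-q^{-1}Fk$, $qGk^{-1}-q^{-1}k^{-1}G$ and $qk^{-1}H-q^{-1}Hk^{-1}$, respectively, which vanish.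

\subsection{The generator $x_{13}$}
The space $M$ carries two flags, from the eigenspaces of $A$ and of $A^*$. By Lemma~\ref{lem:split} they split $M$ into a direct sum of spaces $U_i$, and $x_{13}$ is defined to be a scalar on each $U_i$. To verify its relations we show that each side generator preserves one flag and shifts the other by at most one step. Put
\[
\mathcal F_i=E_0M+\cdots+E_iM,\qquad\mathcal F_i^*=E_0^*M+\cdots+E_i^*M ,
\]
with $\mathcal F_i=\mathcal F_i^*=0$ for $i<0$ and $\mathcal F_i=\mathcal F_i^*=M$ for $i>d$, and write $\{x=z\}$ for $\ker(x-z)$.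

\emph{The flags in terms of the $x_{ij}$.} For $0\le i\le d$ we have
\begin{equation}\label{eq:flags}
\mathcal F_i=\bigoplus_{j\le i}\{x_{01}=q^{2j-d}\}=\bigoplus_{j\le i}\{x_{12}=q^{d-2j}\},\qquad\mathcal F^*_i=\bigoplus_{j\le i}\{x_{23}=q^{2j-d}\}=\bigoplus_{j\le i}\{x_{30}=q^{d-2j}\}.
\end{equation}
For the first equality let $\mathcal Q_i=\bigoplus_{j\le i}\{x_{01}=q^{2j-d}\}$, so that $\mathcal Q_d=M$ by Corollary~\ref{cor:spec}(iii). By Lemma~\ref{lem:fact}(i) for $(x_{01},x_{12})$, $A=ax_{01}+a^{-1}x_{12}$ acts on $\{x_{01}=q^{2i-d}\}$ as $\theta_i$ plus a map into $\{x_{01}=q^{2(i-1)-d}\}$. So $\mathcal Q_i$ is $A$-invariant and $A$ acts on $\mathcal Q_i/\mathcal Q_{i-1}$ as $\theta_i$. Hence $\prod_{j\le i}(A-\theta_j)$ kills $\mathcal Q_i$, i.e.\ $\mathcal Q_i\subseteq\mathcal F_i$. Since the $\theta_j$ are distinct and $A$ is diagonalizable, $\dim E_jM=\dim\mathcal Q_j/\mathcal Q_{j-1}$ for all $j$, so $\mathcal Q_i=\mathcal F_i$. For the second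 equality, by Lemma~\ref{lem:fact}(ii) $A$ acts on $\{x_{12}=q^{d-2i}\}$ as $\theta_i$ plus a map into $\{x_{12}=q^{d-2(i-1)}\}$, and we conclude in the same way. The statements for $\mathcal F_i^*$ follow by the same two arguments from the pair $(x_{23},x_{30})$ and $A^*=a^*x_{23}+a^{*-1}x_{30}$.

\emph{The decomposition.} By Lemma~\ref{lem:split} with the $E_i$ reversed,
\[
M=\bigoplus_{i=0}^dU_i,\qquad U_i=\mathcal F_i^*\cap\mathcal F_{d-i},\qquad\mathcal F_i^*\cap\mathcal F_{d-j}=0\ \text{ for }i<j .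
\]
Moreover $\mathcal F_i^*=U_0+\cdots+U_i$: if $\sum_{h\le j}u_h\in\mathcal F_i^*$ with $u_h\in U_h$ and $j>i$, then $u_j\in\mathcal F_{j-1}^*\cap\mathcal F_{d-j}=0$. Similarly, $\mathcal F_{d-i}=U_i+\cdots+U_d$: if $\sum_{h\ge j}u_h\in\mathcal F_{d-i}$ with $j<i$, then $u_j\in\mathcal F_j^*\cap\mathcal F_{d-j-1}=0$. Define
\[
x_{13}=q^{2i-d}\ \text{ on }U_i,\qquad x_{31}=x_{13}^{-1}.
\]

\emph{The action of the sides on $U_i$.} By Lemma~\ref{lem:fact} for $(x_{30},x_{01})$, $x_{01}$ maps $\{x_{30}=q^{d-2j}\}$ into itself plus $\{x_{30}=q^{d-2(j+1)}\}$, and $x_{30}$ maps $\{x_{01}=q^{2j-d}\}$ into itself plus $\{x_{01}=q^{2(j+1)-d}\}$. By the lemma for $(x_{12},x_{23})$, $x_{12}$ maps $\{x_{23}=q^{2j-d}\}$ into itself plus $\{x_{23}=q^{2(j+1)-d}\}$, and $x_{23}$ maps $\{x_{12}=q^{d-2j}\}$ into itself plus $\{x_{12}=q^{d-2(j+1)}\}$. With \eqref{eq:flags},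
\[
x_{01}\mathcal F_i^*,\ x_{12}\mathcal F_i^*\subseteq\mathcal F_{i+1}^*,\qquad x_{23}\mathcal F_j,\ x_{30}\mathcal F_j\subseteq\mathcal F_{j+1}.
\]
Also by \eqref{eq:flags}, $x_{01},x_{12}$ preserve $\mathcal F_{d-i}$ and act on $\mathcal F_{d-i}/\mathcal F_{d-i-1}$ as $q^{d-2i},q^{2i-d}$, while $x_{23},x_{30}$ preserve $\mathcal F_i^*$ and act on $\mathcal F_i^*/\mathcal F_{i-1}^*$ as $q^{2i-d},q^{d-2i}$. So $(x_{01}-q^{d-2i})U_i$ and $(x_{12}-q^{2i-d})U_i$ lie in $\mathcal F_{d-i-1}\cap\mathcal F_{i+1}^*=U_{i+1}$, and $(x_{23}-q^{2i-d})U_i$ and $(x_{30}-q^{d-2i})U_i$ lie in $\mathcal F_{i-1}^*\cap\mathcal F_{d-i+1}=U_{i-1}$, where $U_{-1}=U_{d+1}=0$.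

\emph{The last four relations.} Put $\epsilon_i=q^{2i-d}$ and let $u\in U_i$. By the preceding paragraph each side generator maps $u$ to a multiple of $u$ plus a vector $u'$ in $U_{i+1}$ or $U_{i-1}$. In each of the four cases $qxy-q^{-1}yx$ maps $u$ to $\sigma u$ plus a multiple of $u'$, where the factor is
\begin{align*}
(x_{01},x_{13}):&\quad q\epsilon_i-q^{-1}\epsilon_{i+1}=0,&(x_{31},x_{12}):&\quad q\epsilon_{i+1}^{-1}-q^{-1}\epsilon_i^{-1}=0,\\
(x_{23},x_{31}):&\quad q\epsilon_i^{-1}-q^{-1}\epsilon_{i-1}^{-1}=0,&(x_{13},x_{30}):&\quad q\epsilon_{i-1}-q^{-1}\epsilon_i=0 .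
\end{align*}
For example, $x_{01}u=\epsilon_i^{-1}u+u'$ with $u'\in U_{i+1}$ gives $qx_{01}x_{13}u-q^{-1}x_{13}x_{01}u=q(u+\epsilon_iu')-q^{-1}(u+\epsilon_{i+1}u')$. So all relations (i)--(iii) hold, and $M$ is a $\boxtimes_q$-module with the required $A$ and $A^*$.

\emph{Eigenvalues.} All $x_{ij}$ are diagonalizable, and each has exactly the eigenvalues $q^{d-2i}$, $0\le i\le d$. For $x_{01},x_{12},x_{23},x_{30}$ this follows from \eqref{eq:flags}, since $\mathcal F_i\ne\mathcal F_{i-1}$ and $\mathcal F_i^*\neq\mathcal F^*_{i-1}$. For $x_{13},x_{31}$ it follows from $\dim U_i=\dim\mathcal F_i^*-\dim\mathcal F_{i-1}^*>0$. For $x_{20}=k$ and $x_{02}=k^{-1}$ it holds because $k=q^{\ell-2j}$ on the basis vector $v_j$ of $V(S)$, $0\le j\le\ell$, and $\sum\ell_i=d$. This proves Theorem~\ref{thm:B}, and with Section~\ref{sec:graph} also Theorem~\ref{thm:A} and the conjecture. \qed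

\begin{thebibliography}{9}
\bibitem{BI} Bannai and Ito, p.~263.

\bibitem{INT} Ito, Nomura and Terwilliger, \emph{A classification of sharp tridiagonal pairs}, Linear Algebra Appl. 435 (2011) 1857--1884.

\bibitem{ITT} Ito, Tanabe and Terwilliger, \emph{Some algebra related to P- and Q-polynomial association schemes}, DIMACS Ser. 56 (2001).

\bibitem{IT} Tatsuro Ito and Paul Terwilliger, \emph{Distance-regular graphs and the $q$-tetrahedron algebra}, arXiv:math/0608694 (2006).

\bibitem{NT} Nomura and Terwilliger, \emph{The structure of a tridiagonal pair}, Linear Algebra Appl. 429 (2008) 1647--1662.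

\bibitem{T} Terwilliger, \emph{The subconstituent algebra of an association scheme I}, J. Algebraic Combin. 1 (1992).
\end{thebibliography}

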